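\title{Horofunctions and approaching geodesics in Gromov hyperbolic convex domains}

\begin{abstract}
Let $D\subset\mathbb C^d$ be a bounded convex domain whose Kobayashi distance is Gromov hyperbolic. We prove that the horofunction compactification of $D$ is always equivalent to its Gromov compactification. We also construct, in every dimension $d\ge2$, a domain of this kind with two asymptotic geodesic rays whose mutual distance stays bounded away from zero. Thus the equivalence of the two compactifications holds although the approaching geodesics property, which is a sufficient condition for it, can fail.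
\end{abstract}

\section{Introduction}

\subsection{Two ways to compactify a hyperbolic space}

Let $(X,d)$ be a metric space. A \emph{geodesic} is a map $\gamma\colon I\to X$ on an interval $I\subset\mathbb R$ with $d(\gamma(t),\gamma(t'))=|t-t'|$ for all $t,t'\in I$; it is a \emph{geodesic ray} if $I=[0,\infty)$. The space $X$ is \emph{geodesic} if any two points $x,y$ are the endpoints of a geodesic segment, whose image we denote by $[x,y]$, and \emph{proper} if closed balls are compact. Two rays $\gamma,\gamma'$ are \emph{asymptotic} if $\sup_{t\ge0}d(\gamma(t),\gamma'(t))<\infty$, and \emph{strongly asymptotic} if $d(\gamma(t),\gamma'(t+T))\to0$ as $t\to\infty$ for some $T\in\mathbb R$. The space $X$ has \emph{approaching geodesics} if any two asymptotic rays are strongly asymptotic.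

A geodesic space is \emph{Gromov hyperbolic} if there is $\delta\ge0$ such that all $P_1,\dots,P_4\in X$ satisfy the four-point condition
\begin{equation}\label{eq:four}
d(P_1,P_3)+d(P_2,P_4)\le\max\{d(P_1,P_2)+d(P_3,P_4),\ d(P_2,P_3)+d(P_4,P_1)\}+2\delta .
\end{equation}
Equivalently, geodesic triangles are uniformly slim: there is $\delta'$ such that each side of each geodesic triangle lies in the $\delta'$-neighborhood of the union of the other two \cite{BH}. We use both forms.

Let $X$ be proper, geodesic and Gromov hyperbolic. A \emph{compactification} of $X$ is a pair $(i,Y)$ with $Y$ compact and $i\colon X\to Y$ a topological embedding with dense image; $(i_1,Y_1)$ and $(i_2,Y_2)$ are \emph{equivalent} if there is a homeomorphism $h\colon Y_1\to Y_2$ with $h\circ i_1=i_2$. Two compactifications are attached to the metric.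
\begin{itemize}
\item The \emph{Gromov compactification} is $\overline X^G=X\cup\partial_GX$, where $\partial_GX$ is the set of classes $[\gamma]$ of asymptotic rays, with the standard topology (recalled in Section~\ref{ss:gromov}).
\item The \emph{horofunction compactification} $\overline X^H=X\cup\partial_HX$ is the closure of the image of the embedding $x\mapsto\overline{d(\cdot,x)}$ of $X$ into $C(X)/\mathbb R$, the continuous functions modulo additive constants, with the topology of uniform convergence on compact sets. Representatives of the points of $\partial_HX$ are \emph{horofunctions}. A ray $\gamma$ gives one: if $B_\gamma(x,y)=\lim_{t\to\infty}\big(d(x,\gamma(t))-d(\gamma(t),y)\big)$ is its Busemann function, then $x\mapsto B_\gamma(x,y)$ is a horofunction whose class $\overline B_\gamma$ does not depend on $y$.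
\end{itemize}
The first compactification records how a sequence escapes up to a bounded error; the second records the exact shape that large spheres centered at the points of the sequence take on bounded sets. So the second should be the finer one, and it is. We shall use the following known results.
\begin{itemize}
\item[(I)] There is a continuous surjection $\Phi\colon\overline X^H\to\overline X^G$ extending the identity of $X$. In general the two compactifications need not be equivalent.
\item[(II)] If $X$ has approaching geodesics, then the map $\Psi\colon\overline X^G\to\overline X^H$ given by $\Psi(x)=\overline{d(\cdot,x)}$ and $\Psi([\gamma])=\overline B_\gamma$ is continuous and inverse to $\Phi$, so the two compactifications are equivalent.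
\end{itemize}
The role of the hypothesis in (II) is visible in the definition of $\Psi$: if $d(\gamma(t),\gamma'(t+T))\to0$, then $d(x,\gamma(t))-d(x,\gamma'(t+T))\to0$ for every $x$, so $B_\gamma=B_{\gamma'}$.

\subsection{The question for convex domains}

Let $k_D$ be the Kobayashi distance of a domain $D\subset\mathbb C^d$, normalized so that $k_\Delta(0,\tau)=\operatorname{artanh}\tau$ in the unit disc $\Delta$; another normalization rescales all distances. If $D$ is bounded and convex, $(D,k_D)$ is proper and geodesic, and we call $D$ Gromov hyperbolic if $(D,k_D)$ is. For such domains one more result is known.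
\begin{itemize}
\item[(III)] For a Gromov hyperbolic bounded convex domain $D$, the compactification $\overline D^G$ is equivalent to the Euclidean closure $\overline D$.
\end{itemize}
Arosio and Fiacchi \cite{AF} posed the following as an open question. \emph{Let $D\subset\mathbb C^d$ be a Gromov hyperbolic bounded convex domain.}
\begin{itemize}
\item[(a)] \emph{Does $(D,k_D)$ have approaching geodesics?}
\item[(b)] \emph{Are $\overline D^H$ and $\overline D^G$ equivalent?}
\end{itemize}
Both questions are meant for every $d$ and every such $D$.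

For $d=1$ the answer to (a), hence to (b), is yes. By the Riemann mapping theorem $(D,k_D)$ is isometric to the upper half-plane. Two asymptotic rays have the same endpoint, which we move to $\infty$; after a shift of time the rays are $a+ie^{2t+b}$ and $a'+ie^{2t+b}$, and their distance tends to $0$ because the horizontal gap is fixed while the height grows. In higher dimension the obvious source of parallel geodesics is a product: in the bidisc the rays $(\tanh t,0)$ and $(\tanh t,c)$ stay at positive distance. But the bidisc is not Gromov hyperbolic, since it contains a plane with the maximum norm. One would therefore guess that (a) holds and that (b) follows from it by (II). The first guess is wrong, and (b) holds for a different reason.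

\begin{theorem}\label{thm:A}
For every $d\ge2$ there is a bounded convex Gromov hyperbolic domain $D\subset\mathbb C^d$ with geodesic rays $\Gamma_0,\Gamma_{1/2}$ that are asymptotic and satisfy
\[
k_D(\Gamma_0(t),\Gamma_{1/2}(t'))\ge\operatorname{artanh}\frac1{2\sqrt2}\qquad\text{for all }t,t'\ge0 .
\]
So $(D,k_D)$ does not have approaching geodesics.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $D\subset\mathbb C^d$ be a convex domain containing no complex affine line (for instance a bounded convex domain) such that $(D,k_D)$ is Gromov hyperbolic. Then the map $\Phi$ of \textup{(I)} is injective, so $\overline D^H$ and $\overline D^G$ are equivalent. For bounded $D$ both are equivalent to $\overline D$, by \textup{(III)}.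
\end{theorem}

Thus the answer to (a) is no for every $d\ge2$, and the answer to (b) is yes for every $d$. Theorem~\ref{thm:B} applies to the domain of Theorem~\ref{thm:A}, so approaching geodesics is not necessary for the equivalence of the two compactifications.

\subsection{Two strips}\label{ss:twostrips}

Hyperbolicity forbids flat planes, but not flat strips of bounded width. The following example shows that the fine geometry of such a strip decides question (b).

\begin{example}\label{ex:strips}
Let $X=\mathbb R\times[0,1]$ with points $(x,c)$, and let $d_1$ and $d_2$ be the $\ell^1$ and the Euclidean distance. Both are proper and geodesic and lie between $|x-x'|$ and $|x-x'|+1$. Since $\mathbb R$ satisfies \eqref{eq:four} with $\delta=0$, both satisfy it with $\delta=1$. Along a ray, $t-1\le|x(t)-x(0)|\le t$, so $\partial_GX$ has two points, one for each end. The rays $(t,0)$ and $(t,1)$ are asymptotic and stay at distance at least $1$, so neither space has approaching geodesics. Now let $P_n=(a_n,c_n)$ with $a_n\to+\infty$, $c_n\to c_*$. For $d_2$,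 the bound $0\le\sqrt{A^2+b^2}-A\le\frac1{2A}$ for $|b|\le1$ gives $d_2((x,c),P_n)-a_n\to-x$. So $\partial_HX$ has two points and $\Phi$ is a bijection. For $d_1$ we get $d_1((x,c),P_n)-a_n\to-x+|c-c_*|$, and these functions are pairwise different modulo constants. So $\partial_HX$ is infinite and the compactifications are not equivalent.
\end{example}

The difference is the cost of changing lanes over a long distance: as $L\to\infty$, the excess $d((0,0),(L,1))-L$ tends to $0$ for $d_2$ and equals $1$ for $d_1$. Theorem~\ref{thm:A} says that a hyperbolic convex domain can contain a strip of parallel geodesics. The heart of Theorem~\ref{thm:B} is that in such a strip the excess always tends to $0$ (Proposition~\ref{prop:parallel}).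

Section~\ref{s:prelim} collects the tools: lower bounds for $k_D$ from supporting hyperplanes, affine rescaling, and complex geodesics with their left inverses. Section~\ref{s:B} proves Theorem~\ref{thm:B}. Section~\ref{s:crit} gives a criterion for Gromov hyperbolicity of domains with finitely many conical boundary points, and Section~\ref{s:A} applies it to an explicit domain to prove Theorem~\ref{thm:A}. Sections~\ref{s:crit} and~\ref{s:A} do not depend on Section~\ref{s:B}.

\section{Preliminaries}\label{s:prelim}

\subsection{The Kobayashi distance and planar models}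

For a domain $G\subset\mathbb C^d$, $k_G(x,y)$ is the infimum of $\sum_{j=1}^m\operatorname{artanh}\tau_j$ over all chains of holomorphic maps $f_j\colon\Delta\to G$ and numbers $\tau_j\in[0,1)$ with $f_1(0)=x$, $f_j(\tau_j)=f_{j+1}(0)$, $f_m(\tau_m)=y$. Put
\[
\delta_G(x)=\operatorname{dist}(x,\partial G),\qquad \delta_G(x;v)=\sup\{r:\ x+r\Delta\,v/|v|\subset G\}\quad(v\ne0).
\]
We use the following standard facts.
\begin{itemize}
\item[(K1)] Holomorphic maps do not increase $k$. In particular biholomorphisms are isometries, and $k_G\le k_{G'}$ on $G'\subset G$.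
\item[(K2)] If $B(x,r)\subset G$ and $|y-x|<r$, then $k_G(x,y)\le\operatorname{artanh}(|x-y|/r)$. Hence $k_G$ is continuous, and if the straight segment from $x$ to $y$ lies in $G$, then cutting it into $N\to\infty$ equal parts gives $k_G(x,y)\le\int_0^1|y-x|/\delta_G(x+\tau(y-x))\,d\tau$.
\item[(K3)] If $G_j\uparrow G$, then $k_{G_j}\downarrow k_G$: replace the discs $f_j$ of a chain by $f_j((1-\epsilon)\,\cdot)$, which have relatively compact image.
\item[(K4)] If $\Omega\subsetneq\mathbb C$ is simply connected, $k_\Omega$ is the length distance of a conformal density, equal at $z$ to $1/|f'(0)|$ for a biholomorphism $f\colon\Delta\to\Omega$ with $f(0)=z$, and at most $1/|f'(0)|$ for any holomorphic $f\colon\Delta\to\Omega$ with $f(0)=z$.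
\item[(K5)] For two such domains, $k_{\Omega\times\Omega'}=\max(k_\Omega,k_{\Omega'})$.
\end{itemize}
Let $\mathbb P=\{\operatorname{Re}>0\}$, $\mathbb H=\{\operatorname{Im}>0\}$ and
\[
S=\{\zeta\in\mathbb C:\ |\operatorname{Im}\zeta|<\pi/4\},\qquad s(\zeta)=\pi/4-|\operatorname{Im}\zeta| .
\]

\emph{The half-plane.} Let $a,b\in\mathbb P$ and $k=k_{\mathbb P}(a,b)$. From $\tanh k=|a-b|/|a+\bar b|$ and $|a+\bar b|^2=|a-b|^2+4\operatorname{Re}a\operatorname{Re}b$ we get $|a-b|=2\sinh k\sqrt{\operatorname{Re}a\operatorname{Re}b}$. If $\operatorname{Re}a=e^{2\tau}\operatorname{Re}b$, then $|a-b|\ge|\operatorname{Re}a-\operatorname{Re}b|=2\sinh|\tau|\sqrt{\operatorname{Re}a\operatorname{Re}b}$, so $|\tau|\le k$, with equality if $a,b$ are real. Therefore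
\begin{equation}\label{eq:half}
\operatorname{Re}a\le e^{2k}\operatorname{Re}b,\qquad |a-b|\le(e^{2k}-1)\min(\operatorname{Re}a,\operatorname{Re}b).
\end{equation}
The map $\zeta\mapsto\zeta/(2R-\zeta)$ sends the disc $\Delta_R=\{|\zeta-R|<R\}$ onto $\mathbb P$, so
\begin{equation}\label{eq:diam}
k_{\Delta_R}(y,y')=\frac12\log\frac{y'(2R-y)}{y(2R-y')}\le\frac12\log\frac{y'}y+\frac12\log2\qquad(0<y\le y'\le R).
\end{equation}

\emph{The strip.} The maps $\tanh\colon S\to\Delta$ and $e^{2\zeta}\colon S\to\mathbb P$ are biholomorphic, and $k_S$ has density $1/\cos(2\operatorname{Im}\zeta)\ge1$. Hence $k_S(t,t')=|t-t'|$ on $\mathbb R$ and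
\begin{equation}\label{eq:strip}
k_S(a,b)\ge|\operatorname{Re}a-\operatorname{Re}b|,\qquad k_S(\operatorname{Re}\zeta,\zeta)=\frac12\log\cot s(\zeta)\le\frac12\log\frac1{s(\zeta)} .
\end{equation}
The second formula is the integral of the density along a vertical segment, which is a geodesic. In the first, equality with $a\ne b$ forces the density to equal $1$ along the geodesic from $a$ to $b$, so that $a,b\in\mathbb R$. We parametrize complex geodesics by $S$ rather than $\Delta$ because the real axis of $S$ is parametrized by arc length and translations along it are automorphisms.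

\subsection{Gromov products}\label{ss:gromov}

The Gromov product is defined by $2(x|y)_o=d(o,x)+d(o,y)-d(x,y)$. It changes by at most $d(o,o')$ when $o$ is replaced by $o'$, and it vanishes if $o\in[x,y]$. Condition \eqref{eq:four} is a rearrangement of $(x|z)_o\ge\min\{(x|y)_o,(y|z)_o\}-\delta$. For $X$ proper, geodesic and hyperbolic, $\overline X^G$ is compact Hausdorff, and its topology has the following standard properties.
\begin{itemize}
\item[(G1)] If $x_n\to\xi\in\partial_GX$, then a sequence $z_m$ in $X$ converges to $\xi$ if and only if $(z_m|x_n)_o\to\infty$ as $m,n\to\infty$.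
\item[(G2)] For a ray $\gamma$, $\gamma(t)\to[\gamma]$ as $t\to\infty$.
\end{itemize}

\subsection{Convex domains without complex lines}

Let $G\subset\mathbb C^d$ be a convex domain. We recall four elementary facts.
\begin{itemize}
\item[(C1)] If $x\in G$ and $y\in\overline G$, the half-open segment $[x,y)$ lies in $G$; and $\operatorname{int}\overline G=G$.
\item[(C2)] If $y+\mathbb Rv\subset\overline G$ for one $y$, then $G+\mathbb Rv=G$. Indeed, for $x\in G$ the points $(1-\epsilon)x+\epsilon(y+tv/\epsilon)\in\overline G$ tend to $x+tv$; apply (C1) to $[x,x+2tv)$.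
\item[(C3)] If $p\notin G$, there is a complex affine function $\lambda$ with $\operatorname{Re}\lambda>0$ on $G$ and $\operatorname{Re}\lambda(p)\le0$; for $p\in\partial G$, $\operatorname{Re}\lambda(p)=0$, and $\{\operatorname{Re}\lambda=0\}$ is a supporting hyperplane at $p$.
\item[(C4)] If $\hat x\in\partial G$ is nearest to $x\in G$ and $H$ supports $G$ at $\hat x$, then $H$ misses $B(x,\delta_G(x))$, so $\operatorname{dist}(x,H)=\delta_G(x)$. Thus $\delta_G$ is the infimum of the distances to supporting hyperplanes, a concave function on $G$.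
\end{itemize}
We call $G$ \emph{line-free} if it contains no complex affine line. By (C2) this holds as soon as there is one point $x\in G$ such that $\overline G$ contains no complex line through $x$. All lower bounds for $k_G$ near the boundary come from mapping $G$ to a half-plane.

\begin{lemma}\label{lem:lower}
Let $G$ be a line-free convex domain and $x\ne y$ in $G$. Then
\[
k_G(x,y)\ge\frac12\log\Big(1+\frac{|x-y|}{\delta_G(x;y-x)}\Big),\qquad k_G(x,y)\ge\frac12\Big|\log\frac{\operatorname{dist}(x,H)}{\operatorname{dist}(y,H)}\Big|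
\]
for every real hyperplane $H$ disjoint from $G$.
\end{lemma}

\begin{proof}
For the second bound take $\lambda$ complex affine with $\operatorname{Re}\lambda=\operatorname{dist}(\cdot,H)$ on $G$, and apply (K1) and \eqref{eq:half} to $\lambda\colon G\to\mathbb P$. For the first, let $\xi\in\partial G$ be a boundary point nearest to $x$ within the complex line through $x$ and $y$; its distance $r=\delta_G(x;y-x)$ is finite because $G$ is line-free. Take $\lambda$ as in (C3) for $\xi$. On the line, $\lambda$ is not constant, so it is a similarity of some ratio $c>0$; the half-plane $\{\operatorname{Re}\lambda>0\}$ contains the disc of radius $r$ about $x$ and has $\xi$ on its boundary. Hence $\operatorname{Re}\lambda(x)=cr$ and $|\lambda(x)-\lambda(y)|=c|x-y|$, and \eqref{eq:half} gives $|x-y|\le(e^{2k_G(x,y)}-1)\,r$.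
\end{proof}

For fixed $x$ the function $\delta_G(x;\cdot)$ is bounded, since otherwise a limit of large discs would be a complex line through $x$ in $\overline G$. So a closed $k_G$-ball of radius $R$ about $x$ is bounded by the first estimate, and $\delta_G\ge e^{-2R}\delta_G(x)$ on it by the second and (C4). Thus $(G,k_G)$ is a proper metric space inducing the Euclidean topology. It is geodesic by Lemma~\ref{lem:lempert} below.

\subsection{Limits of convex domains}

For convex domains, $G_n\to G_\infty$ means that (i) each compact subset of $G_\infty$ lies in $G_n$ for large $n$, and (ii) each compact set disjoint from $\overline{G_\infty}$ is disjoint from $G_n$ for large $n$. The following consequences are used throughout.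
\begin{itemize}
\item[(L1)] Limits of points $x_n\in G_n$ lie in $\overline{G_\infty}$; limits of points $x_n\notin G_n$ do not lie in $G_\infty$.
\item[(L2)] If $x_n\to x$ and $B(x_n,c)\subset G_n$ for infinitely many $n$, then $B(x,c)\subset\operatorname{int}\overline{G_\infty}=G_\infty$.
\item[(L3)] If $K\subset G_\infty$ is compact, there is $R$ with $k_{G_n}\le R$ on $K\times K$ for large $n$. Indeed, let $G'$ be a small neighborhood of the convex hull of $K$, relatively compact in $G_\infty$; then $k_{G_n}\le k_{G'}$ for large $n$.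
\end{itemize}

\begin{lemma}\label{lem:compact}
\textup{(a)} Let $G$ be a line-free convex domain and $x_n\in G$. There are complex affine automorphisms $A_n$ with $A_nx_n=0$ such that, along a subsequence, $A_nG\to G_\infty$ with $G_\infty\ni0$ convex and line-free.

Now let $G_n\to G_\infty$, all convex and line-free, and $o\in G_\infty$.

\textup{(b)} For compact $K\subset G_\infty$, $\delta_{G_n}(y;v)$ is bounded uniformly in $y\in K$, $v\ne0$ and large $n$. For every $R$ there is a compact $K_R\subset G_\infty$ containing $\{k_{G_n}(o,\cdot)\le R\}$ for large $n$.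

\textup{(c)} Let $\Omega_n\uparrow\Omega$ be planar domains and $f_n\colon\Omega_n\to G_n$ holomorphic, with $f_n(z_0)$ in a fixed compact subset of $G_\infty$ for some $z_0$. Then a subsequence converges locally uniformly to a holomorphic $f\colon\Omega\to G_\infty$.

\textup{(d)} Let $\Omega'\in\{S,\mathbb H\}$ and $\rho_n\colon G_n\to\Omega'$ holomorphic, with $\rho_n(x_n)$ in a fixed compact subset of $\Omega'$ for some $x_n\to x\in G_\infty$. Then a subsequence converges locally uniformly to a holomorphic $\rho\colon G_\infty\to\Omega'$.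
\end{lemma}

\begin{proof}
(a) The normalization must keep a ball inside and prevent complex lines in the limit, so we normalize the set of discs centered at $x_n$. The set $P_n=\{v:\ x_n+\overline\Delta v\subset G\}$ is open, convex, invariant under multiplication by $e^{i\theta}$, and bounded. By John's theorem, a convex body in $\mathbb R^m$ symmetric about $0$ contains a unique ellipsoid $\mathcal E$ of maximal volume, and it is contained in $\sqrt m\,\mathcal E$. For $\overline{P_n}$, uniqueness makes $\mathcal E$ invariant under $e^{i\theta}$, so it is the unit ball of a Hermitian form, and there is a complex linear automorphism $L_n$ with $B(0,1)\subset L_nP_n\subset\overline B(0,\sqrt{2d})$. With $A_n=L_n(\cdot-x_n)$ we have $B(0,1)\subset A_nG$ and $\delta_{A_nG}(0;v)\le\sqrt{2d}$ for all $v$.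

The functions $\operatorname{dist}(\cdot,A_nG)$ are $1$-Lipschitz and vanish at $0$, so a subsequence converges locally uniformly. The zero set $F$ of the limit is the set of limits of sequences $y_n\in A_nG$; it is closed, convex, and contains $B(0,1)$. Let $G_\infty=\operatorname{int}F$, so that $F=\overline{G_\infty}$. On a compact set disjoint from $F$ the limit is positive, which gives (ii). A point of $G_\infty$ is interior to a simplex with vertices in $F$; approximating the vertices by points of $A_nG$ shows that a fixed ball about the point lies in $A_nG$ for large $n$, which gives (i). By (i), $G_\infty$ contains no closed disc centered at $0$ of radius larger than $\sqrt{2d}$, so it is line-free.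

(b) If the first claim failed, limits of large discs would give a complex line in $\overline{G_\infty}$ through a point of $K$. So by Lemma~\ref{lem:lower}, $k_{G_n}(o,x)\le R$ implies $|x-o|\le M$ with $M$ independent of large $n$. Let $B(o,\beta)\subset G_n$ for large $n$. Lemma~\ref{lem:lower} and (C4) give $\delta_{G_n}(x)\ge2c:=\beta e^{-2R}$. Put $K_R=\{|x-o|\le M,\ \operatorname{dist}(x,\mathbb C^d\setminus G_\infty)\ge c\}$. If for infinitely many $n$ some $x_n\notin K_R$ had $|x_n-o|\le M$ and $B(x_n,2c)\subset G_n$, then along a subsequence $x_n\to x$ and $B(x,2c)\subset G_\infty$ by (L2). Then $B(x_n,c)\subset G_\infty$, that is, $x_n\in K_R$, for large $n$: a contradiction.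

(c) A compact set $L\subset\Omega$ lies, together with $z_0$, in some $\Omega_{n_0}$. For $n\ge n_0$ and $z\in L$, $k_{G_n}(o,f_n(z))\le k_{G_n}(o,f_n(z_0))+k_{\Omega_{n_0}}(z_0,z)$, which is bounded by (L3). By (b), $f_n(L)$ lies in a fixed compact subset of $G_\infty$. Apply Montel's theorem.

(d) Compose with a biholomorphism $\Omega'\to\Delta$ and apply Montel's theorem. The limit has modulus at most $1$, and less than $1$ at $x$, hence less than $1$ everywhere.
\end{proof}

\subsection{Complex geodesics and left inverses with convex fibers}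

A holomorphic map $\rho\colon G\to S$ on a convex domain has \emph{convex fibers} if $\rho(a)=\rho(b)=\zeta$ implies $\rho\equiv\zeta$ on the straight segment from $a$ to $b$. This property survives limits: \emph{if $G_n\to G_\infty$, the maps $\rho_n\colon G_n\to S$ have convex fibers and converge locally uniformly to a nonconstant $\rho\colon G_\infty\to S$, then $\rho$ has convex fibers.} Indeed, let $\rho(a)=\rho(b)=\zeta$. By the identity theorem there are complex lines through $a$ and through $b$ on which $\rho$ is not constant near the point, and Hurwitz's theorem on these lines gives $a_n\to a$, $b_n\to b$ with $\rho_n(a_n)=\rho_n(b_n)=\zeta$. Then $\rho_n\equiv\zeta$ on the segment from $a_n$ to $b_n$, and we pass to the limit.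

\begin{lemma}\label{lem:lempert}
Let $D$ be a line-free convex domain, $x\ne y$ in $D$, $t_0=k_D(x,y)$. There are holomorphic maps $\varphi\colon S\to D$ and $\rho\colon D\to S$ such that $\rho$ has convex fibers, $\rho\circ\varphi=\mathrm{id}$, $\varphi(0)=x$, $\varphi(t_0)=y$. In particular $k_D(\varphi(a),\varphi(b))=k_S(a,b)$, and $\varphi|_{\mathbb R}$ is a geodesic.
\end{lemma}

\begin{proof}
The last sentence follows from (K1) applied to $\varphi$ and to $\rho$. For $d=1$ take $\varphi$ biholomorphic and $\rho=\varphi^{-1}$.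

Let $D$ be bounded and strongly convex with $C^\infty$ boundary and outer normal $\nu$. In this case the result is due to Lempert \cite{Lem}: there is a complex geodesic $f\colon\Delta\to D$ through $x$ and $y$, smooth up to $\overline\Delta$, and a map $\tilde f$, holomorphic in $\Delta$ and continuous on $\overline\Delta$, with $\tilde f(\zeta)=\zeta p(\zeta)\overline{\nu(f(\zeta))}$ on $\partial\Delta$, where $p>0$. We recall how $\rho$ arises. For $z\in D$ let $g_z(\zeta)=\sum_j(z_j-f_j(\zeta))\tilde f_j(\zeta)$. On $\partial\Delta$, $\operatorname{Re}(\bar\zeta g_z(\zeta))$ is $p(\zeta)$ times the real inner product of $z-f(\zeta)$ with the outer normal at $f(\zeta)$, hence negative. So $g_z$ has winding number $1$ on $\partial\Delta$ and exactly one zero $\rho(z)$ in $\Delta$, which is simple. By the implicit function theorem $\rho$ is holomorphic; $\rho(f(\zeta))=\zeta$ because $g_{f(\zeta)}(\zeta)=0$; and the fiber over $\zeta$ is the intersection of $D$ with the affine space $\{z:\ g_z(\zeta)=0\}$. The preimages of $x$ and $y$ under $f$ have distance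 $t_0$ in $\Delta$, so an automorphism of $\Delta$ moves them to $0$ and $\tanh t_0$. Transport everything by $\tanh\colon S\to\Delta$.

For general $D$ we exhaust by such domains. The sets $K_j=\{|z|\le j,\ \delta_D(z)\ge1/j\}$ are compact and convex by (C4), and $K_j\subset\operatorname{int}K_{j+1}$. By separation and compactness there are real affine functions $\mu_1,\dots,\mu_m$, each at most $-1$ on $K_j$, such that the sets $\{\mu_i>0\}$ cover $\partial K_{j+1}$. The convex set $\{\max_i\mu_i\le0\}$ contains $K_j$ and misses $\partial K_{j+1}$, so it lies in $\operatorname{int}K_{j+1}$. For $N$ large and $\epsilon>0$ small, $D_j=\{\sum_ie^{N\mu_i}+\epsilon|z|^2<1\}$ satisfies $K_j\subset D_j\subset\operatorname{int}K_{j+1}$; its defining function has positive definite Hessian, and nonzero gradient on $\partial D_j$ because its minimum is below $1$. So $D_j\uparrow D$, $D_j\to D$, and $t_j=k_{D_j}(x,y)\downarrow t_0$ by (K3). The corresponding maps satisfy $\varphi_j(0)=x$, $\rho_j(x)=0$, so subsequences converge by Lemma~\ref{lem:compact}(c),(d). The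 limits satisfy $\rho\circ\varphi=\mathrm{id}$ and $\varphi(t_0)=\lim\varphi_j(t_j)=y$, and $\rho$ has convex fibers since it is not constant.
\end{proof}

\begin{lemma}\label{lem:cont}
Let $G_n\to G_\infty$, all convex and line-free. If $x_n\to x$ and $y_n\to y$ with $x,y\in G_\infty$, then $k_{G_n}(x_n,y_n)\to k_{G_\infty}(x,y)$. In particular, if all $(G_n,k_{G_n})$ satisfy \eqref{eq:four} with the same $\delta$, so does $(G_\infty,k_{G_\infty})$.
\end{lemma}

\begin{proof}
If $G'\ni x,y$ is convex and relatively compact in $G_\infty$, then $k_{G_n}(x_n,y_n)\le k_{G'}(x_n,y_n)\to k_{G'}(x,y)$. Exhausting $G_\infty$ and using (K3) gives $\limsup k_{G_n}(x_n,y_n)\le k_{G_\infty}(x,y)$. Conversely, let $t_n=k_{G_n}(x_n,y_n)$ and pass to a subsequence with $t_n\to t=\liminf t_n$. Lemma~\ref{lem:lempert} gives holomorphic $f_n\colon S\to G_n$ with $f_n(0)=x_n$, $f_n(t_n)=y_n$ (constant if $x_n=y_n$). A limit $f\colon S\to G_\infty$ from Lemma~\ref{lem:compact}(c) has $f(0)=x$, $f(t)=y$, so $k_{G_\infty}(x,y)\le t$.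
\end{proof}

\section{Parallel strips and the proof of Theorem~\ref{thm:B}}\label{s:B}

\subsection{The cost of changing lanes}

Let $G$ be a line-free convex domain and $R>0$. An \emph{$R$-parallel pair} in $G$ is a triple of holomorphic maps $\varphi,\psi\colon S\to G$, $\rho\colon G\to S$ such that $\rho$ has convex fibers, $\rho\circ\varphi=\rho\circ\psi=\mathrm{id}$, and $k_G(\varphi(t),\psi(t))\le R$ for all $t\in\mathbb R$. The definition is symmetric in $\varphi$ and $\psi$.

\begin{proposition}\label{prop:parallel}
Let $(\varphi,\psi,\rho)$ be an $R$-parallel pair in a line-free convex domain $G$ such that $(G,k_G)$ satisfies the four-point condition \eqref{eq:four}. Then $k_G(\varphi(0),\psi(L))-L\to0$ as $L\to\infty$.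
\end{proposition}

Applying $\rho$ shows that $k_G(\varphi(0),\psi(L))\ge L$, so only the upper bound needs proof. Put
\[
u=\psi-\varphi,\qquad\theta_w=\varphi+wu\quad(w\in\mathbb C).
\]
For $c\in[0,1]$, $\theta_c$ maps $S$ into $G$ by convexity and $\rho\circ\theta_c=\mathrm{id}$ because the fibers are convex. The maps $\theta_c$ are the lanes. To bound $k_G(\varphi(0),\psi(L))$ we want a holomorphic map that drifts from the lane $c=0$ to the lane $c=1$, namely $\chi=\varphi+gu$ with $g$ affine of slope about $1/L$. A nonconstant holomorphic $g$ is not real: its imaginary part has size $1/L$. So the question is how much room $G$ leaves in the direction $iu$. For $\zeta\in S$ and $c\in[0,1]$ let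
\[
m_\pm(\zeta,c)=\sup\{\eta\ge0:\ \theta_c(\zeta)\pm i\eta u(\zeta)\in G\}\in(0,\infty].
\]
By convexity $\theta_c(\zeta)\pm i\eta u(\zeta)\in G$ for $0\le\eta<m_\pm$, and, $G$ being open, not for $\eta=m_\pm<\infty$. Exchanging $\varphi$ and $\psi$ exchanges $m_-(\cdot,c)$ with $m_+(\cdot,1-c)$.

\begin{example}\label{ex:models}
In $\mathbb C^2$ let $\varphi(\zeta)=(\zeta,0)$, $\psi(\zeta)=(\zeta,1)$, $\rho(\zeta,w)=\zeta$, so $u=(0,1)$. Consider
\[
G_1=\{|\operatorname{Im}\zeta|+|\operatorname{Im}w|<\pi/4\},\qquad G_2=\{\zeta\in S,\ (\operatorname{Im}w)^2<s(\zeta)\}.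
\]
Both are convex, line-free because both imaginary parts are bounded, and invariant under real translations, so $(\varphi,\psi,\rho)$ is a parallel pair in each.

In $G_2$ we have $m_\pm=\sqrt{s(\zeta)}$. The map $\chi(\zeta)=(\zeta,\zeta/L)$ satisfies $\chi(0)=\varphi(0)$, $\chi(L)=\psi(L)$, and $(\operatorname{Im}\zeta/L)^2<L^{-2}$, so it sends the narrower strip $\{s>L^{-2}\}$ into $G_2$. On the real axis of a strip of half-width $\omega$ the density is $\pi/(4\omega)$. Hence
\[
k_{G_2}(\varphi(0),\psi(L))\le\frac{L}{1-4/(\pi L^2)}=L+O(1/L).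
\]
The two lanes do not approach: $w$ maps $G_2$ into $\{|\operatorname{Im}w|<1\}$, so $k_{G_2}(\varphi(t),\psi(t'))\ge\pi/4$. This is the behavior of the Euclidean strip.

In $G_1$ we have $m_\pm=s(\zeta)$. The same map $\chi$ is now defined only where $s$ exceeds a quantity of order $1/L$, and over a length $L$ this costs a constant. The loss is real: $(\zeta,w)\mapsto(\zeta+w,\zeta-w)$ maps $G_1$ onto $S\times S$, so by (K5) $k_{G_1}(\varphi(0),\psi(L))=\max(L+1,|L-1|)=L+1$. This is the behavior of the $\ell^1$ strip, and it shows that Proposition~\ref{prop:parallel} fails without \eqref{eq:four}.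
\end{example}

The example isolates what has to be proved: that $m_\pm/s\to\infty$ at the edge of the strip. Convexity alone gives $m_\pm\ge c_0s$ (Lemma~\ref{lem:room}); hyperbolicity improves this (Lemma~\ref{lem:key}) by excluding a product structure like that of $G_1$ near the edge. First we show that the proposition implies the theorem.

\subsection{Reduction of Theorem~\ref{thm:B} to Proposition~\ref{prop:parallel}}

Write $k=k_D$ and fix $p_0\in D$. Normalizing functions to vanish at $p_0$ identifies $\overline D^H$ with a set of $1$-Lipschitz functions with the topology of locally uniform convergence, which is metrizable since $D$ is a countable union of compact balls. The map $\Phi$ sends $\partial_HD$ into $\partial_GD$: if $x_n\to h$ in $\overline D^H$ and $\Phi(h)=x\in D$, then $x_n\to x$ in $D$, hence $h=x$. A continuous bijection between compact Hausdorff spaces is a homeomorphism. So it suffices to show that two horofunctions with the same image differ by a constant. Let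
\[
h_1=\lim_n\big(k(\cdot,x_n)-k(p_0,x_n)\big),\qquad h_2=\lim_n\big(k(\cdot,y_n)-k(p_0,y_n)\big),\qquad x_n,y_n\to\xi\in\partial_GD,
\]
and suppose that $h_1-h_2$ is not constant. Then $\kappa:=(h_1-h_2)(q)-(h_1-h_2)(p)>0$ for some $p,q\in D$.

\emph{Step 1: two rays with a gap.} Since $x_n,y_n$ leave every compact set, $k(p,x_n),k(q,y_n)\to\infty$. By Lemma~\ref{lem:lempert} take $\varphi_n$ with $\varphi_n(0)=p$, $\varphi_n(k(p,x_n))=x_n$, and $\psi_n,\rho_n$ for the points $q,y_n$. By Lemma~\ref{lem:compact}(c),(d), subsequences converge to $\varphi,\psi\colon S\to D$ and $\rho\colon D\to S$; here $\rho\circ\psi=\mathrm{id}$, $\rho$ has convex fibers, and $\varphi,\psi$ are isometric from $k_S$ to $k$. For $t\ge0$ we have $k(\varphi(t),\varphi_n(t))\to0$ and $k(\varphi_n(t),x_n)=k(p,x_n)-t$ for large $n$. Hence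
\[
h_1(\varphi(t))=h_1(p)-t,\qquad h_2(\psi(t))=h_2(q)-t,\qquad\lim_n(\varphi(t)|x_n)_p=t .
\]
The last relation gives $(\varphi(t)|x_m)_p\ge\min\{t,\liminf_n(x_n|x_m)_p\}-\delta$, which tends to $\infty$ as $t,m\to\infty$ by (G1). So $\varphi(t)\to\xi$, and by the same argument with $q,y_n$ also $\psi(t)\to\xi$. By (G2) the two rays are in the class $\xi$, so $R_0:=\sup_{t\ge0}k(\varphi(t),\psi(t))<\infty$. Since $h_1,h_2$ are $1$-Lipschitz, for $a,b,a',b'\ge0$
\begin{align*}
k(\varphi(a),\psi(b))&\ge h_2(\varphi(a))-h_2(\psi(b))\ge h_2(p)-a-h_2(q)+b,\\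
k(\psi(a'),\varphi(b'))&\ge h_1(\psi(a'))-h_1(\varphi(b'))\ge h_1(q)-a'-h_1(p)+b' .
\end{align*}
Adding,
\begin{equation}\label{eq:gap}
k(\varphi(a),\psi(b))+k(\psi(a'),\varphi(b'))\ge(b-a)+(b'-a')+\kappa .
\end{equation}
So changing lanes in both directions costs at least $\kappa$ in total, however far out one starts.

\emph{Step 2: rescaling.} The map $\rho$ is a left inverse of $\psi$ but not of $\varphi$. It becomes one asymptotically, and we make this exact by moving along the rays and renormalizing. Let $h=\rho\circ\varphi\colon S\to S$. For $t\ge0$, \eqref{eq:strip} gives $|\operatorname{Re}h(t)-t|\le k_S(\rho\varphi(t),\rho\psi(t))\le R_0$, and $|\operatorname{Re}h(t)-\operatorname{Re}h(t')|\le|t-t'|$. So $\operatorname{Re}h(t)-t$ is bounded and nonincreasing, and converges to some $\alpha\in\mathbb R$.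

Let $t_n\to\infty$ and take $A_n$ from Lemma~\ref{lem:compact}(a) with $A_n\varphi(t_n)=0$ and $A_nD\to G$. By Lemma~\ref{lem:compact}(b) the points $A_n\psi(t_n)$ stay in a compact subset of $G$, and $\rho\circ A_n^{-1}-t_n$ vanishes at them. Along a subsequence, $A_n\varphi(\cdot+t_n)$, $A_n\psi(\cdot+t_n)$ and $\rho\circ A_n^{-1}-t_n$ converge to $\varphi^\infty,\psi^\infty\colon S\to G$ and $\rho^\infty\colon G\to S$. Then $\rho^\infty\circ\psi^\infty=\mathrm{id}$, $\rho^\infty$ has convex fibers, and $h^\infty=\rho^\infty\circ\varphi^\infty=\lim\,(h(\cdot+t_n)-t_n)$ satisfies $\operatorname{Re}h^\infty(t)=t+\alpha$ for all $t\in\mathbb R$. Since $k_S(h^\infty(t),h^\infty(t'))\le|t-t'|$, equality holds in the first estimate of \eqref{eq:strip}, so $h^\infty$ is real on $\mathbb R$ and $h^\infty=\mathrm{id}+\alpha$. Put $\tilde\varphi=\varphi^\infty(\cdot-\alpha)$. By Lemma~\ref{lem:cont}, $(G,k_G)$ satisfies \eqref{eq:four}, $(\tilde\varphi,\psi^\infty,\rho^\infty)$ is an $(R_0+|\alpha|)$-parallel pair, and \eqref{eq:gap} with $a=t_n-\alpha$, $b=t_n+L$,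 $a'=t_n$, $b'=t_n+L-\alpha$ gives in the limit
\[
k_G(\tilde\varphi(0),\psi^\infty(L))+k_G(\psi^\infty(0),\tilde\varphi(L))\ge(L+\alpha)+(L-\alpha)+\kappa=2L+\kappa .
\]
Proposition~\ref{prop:parallel}, applied to the pair in both orders, says that the left side is $2L+o(1)$. This contradiction proves Theorem~\ref{thm:B}, given the proposition.

\subsection{The room that convexity gives}

From now on $(\varphi,\psi,\rho)$ is an $R$-parallel pair in a line-free convex domain $G$.

\begin{lemma}\label{lem:room}
\textup{(a)} For $t\in\mathbb R$, $\theta_w(t)\in G$ whenever $\operatorname{dist}(w,[0,1])<e^{-2R}$, and $k_G(\theta_c(t),\theta_{c'}(t))\le e^{2R}|c-c'|$ for $c,c'\in[0,1]$.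

\textup{(b)} Let $\varepsilon\in(0,\frac12)$ and $c_0=\varepsilon/(1+e^{2R})$. Then $m_\pm(\zeta,c)\ge c_0\,s(\zeta)$ for $\zeta\in S$, $c\in[\varepsilon,1-\varepsilon]$.
\end{lemma}

\begin{proof}
(a) Let $\theta_w(t)\notin G$, take $\lambda$ as in (C3) for this point, and put $\beta=\lambda(\psi(t))-\lambda(\varphi(t))$. Then $\lambda(\theta_w(t))=\lambda(\varphi(t))+w\beta=\lambda(\psi(t))+(w-1)\beta$ has nonpositive real part. By \eqref{eq:half}, $\operatorname{Re}\lambda(\varphi(t))\le|w||\beta|\le|w|(e^{2R}-1)\operatorname{Re}\lambda(\varphi(t))$, so $|w|\ge e^{-2R}$; the second expression gives $|w-1|\ge e^{-2R}$ in the same way. The set of $w$ with $\theta_w(t)\in G$ is convex and contains the discs of radius $e^{-2R}$ about $0$ and $1$, hence their convex hull. The distance bound follows from (K1) for $w\mapsto\theta_w(t)$ and (K2) in that convex hull.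

(b) Let $\theta_c(\zeta)+i\eta u(\zeta)\notin G$ with $\eta\in\mathbb R$, take $\lambda$ as in (C3) for this point, and put $f_1=\lambda\circ\varphi$, $f_2=\lambda\circ\psi\colon S\to\mathbb P$, $\beta=f_2(\zeta)-f_1(\zeta)$. The real part of $(1-c)f_1(\zeta)+cf_2(\zeta)+i\eta\beta$ is nonpositive, so
\[
\varepsilon\,(\operatorname{Re}f_1+\operatorname{Re}f_2)(\zeta)\le(1-c)\operatorname{Re}f_1(\zeta)+c\operatorname{Re}f_2(\zeta)\le|\eta||\beta| .
\]
To bound $\beta$ we pass through the real axis, where the two strips are known to be close. With $t=\operatorname{Re}\zeta$ we have $e^{2k_S(t,\zeta)}\le1/s(\zeta)$ by \eqref{eq:strip}, so \eqref{eq:half} gives $|f_j(\zeta)-f_j(t)|\le\operatorname{Re}f_j(\zeta)/s(\zeta)$ and $|f_2(t)-f_1(t)|\le e^{2R}\operatorname{Re}f_1(t)\le e^{2R}\operatorname{Re}f_1(\zeta)/s(\zeta)$. Hence $|\beta|\le\frac{1+e^{2R}}{s(\zeta)}(\operatorname{Re}f_1+\operatorname{Re}f_2)(\zeta)$, and $|\eta|\ge c_0s(\zeta)$.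
\end{proof}

\subsection{The room that hyperbolicity gives}

\begin{lemma}\label{lem:key}
Suppose $(G,k_G)$ satisfies \eqref{eq:four}, and fix $\varepsilon\in(0,\frac12)$. Then
\[
\inf\Big\{\frac{m_\pm(\zeta,c)}{s(\zeta)}:\ s(\zeta)<\sigma,\ c\in[\varepsilon,1-\varepsilon]\Big\}\longrightarrow\infty\qquad(\sigma\to0).
\]
\end{lemma}

Near an edge point $(i\pi/4,0)$, the domain $G_1$ of Example~\ref{ex:models} coincides with $\{|\operatorname{Im}w|<\operatorname{Im}z\}$, $z=i\pi/4-\zeta$, a product of two half-planes. The proof shows that if the lemma fails, a blow-up of $G$ at the edge carries two independent maps to $\mathbb H$ and behaves like such a product. One map is the limit of $\rho$. The other must be built, and it comes from choosing the blow-up points so that $m_+/s$ is asymptotically minimal.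

\begin{proof}
By the symmetry in $\varphi,\psi$ it suffices to treat $m_+$. The infimum is nondecreasing as $\sigma\downarrow0$; suppose its limit $a$ is finite. Then $a\ge c_0>0$ by Lemma~\ref{lem:room}(b). Choose $\zeta_n\in S$ and $c_n\in[\varepsilon,1-\varepsilon]$ with $s_n=s(\zeta_n)<\pi/4$ decreasing to $0$ and $m_+(\zeta_n,c_n)/s_n\to a$.

\emph{Step 1: blow-up.} Let $e_n(z)=\operatorname{Re}\zeta_n\pm(\frac{i\pi}4-s_nz)$, the sign being that of $\operatorname{Im}\zeta_n$. This is a biholomorphism of $S_n=\{0<\operatorname{Im}z<\frac\pi{2s_n}\}$ onto $S$ with $e_n(i)=\zeta_n$ and $s(e_n(z))=s_n\operatorname{Im}z$ if $s_n\operatorname{Im}z\le\frac\pi4$; and $S_n\uparrow\mathbb H$. Take $A_n$, with linear part $L_n$, from Lemma~\ref{lem:compact}(a), so that $A_n\theta_{c_n}(\zeta_n)=0=:o$ and $G_n=A_nG\to\widehat G$ with $\widehat G$ convex and line-free. By Lemma~\ref{lem:cont}, $\widehat G$ satisfies \eqref{eq:four} with the same $\delta$. Put $\Theta_n=A_n\circ\theta_{c_n}\circ e_n$ and $U_n=s_nL_n\,u\circ e_n$, so that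
\[
A_n\theta_{c_n+s_nx}(e_n(z))=\Theta_n(z)+xU_n(z)\qquad(x\in\mathbb C).
\]
This point lies in $G_n$ for real $x$ with $|x|\le\varepsilon/s_n$, and, by Lemma~\ref{lem:room}(b), for imaginary $x$ with $|x|<c_0\operatorname{Im}z$ as soon as $s_n\operatorname{Im}z\le\frac\pi4$.

\emph{Step 2: the lanes become a real line of translations.} Since $\Theta_n(i)=o$, a subsequence converges to $\Theta\colon\mathbb H\to\widehat G$. For $z$ in a compact subset of $\mathbb H$, taking convex hulls shows that $G_n$ contains the discs $\{\Theta_n(z)+xU_n(z):|x|<r\}$ with $r>0$ independent of $z$ and large $n$. By Lemma~\ref{lem:compact}(b), $U_n$ is locally bounded, so a subsequence converges to a holomorphic $U\colon\mathbb H\to\mathbb C^d$. As $\varepsilon/s_n\to\infty$, we have $\Theta(z)+xU(z)\in\overline{\widehat G}$ for all real $x$. By (C2), $U(z)$ lies in the real vector space $V=\{v:\ \widehat G+\mathbb Rv=\widehat G\}$, and $V\cap iV=0$ because $\widehat G$ is line-free. The partial derivatives $U'(z)$ and $iU'(z)$ of $U$ lie in $V$, so $U'=0$ and $U\equiv\hat u\in V$.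 With $\eta_n=m_+(\zeta_n,c_n)/s_n\to a$ we have $\Theta_n(i)+i\eta_nU_n(i)\notin G_n$, so $o+ia\hat u\notin\widehat G$ by (L1). In particular $\hat u\ne0$.

\emph{Step 3: an affine map to $\mathbb H$.} For $P\in\widehat G$ let $M(P)=\sup\{\eta\ge0:\ P+i\eta\hat u\in\widehat G\}\in(0,\infty]$. The function $M$ is concave, since $\{(P,\eta):P,\,P+i\eta\hat u\in\widehat G\}$ is convex; it is invariant under real translations along $\hat u$; and $M(o)\le a$. It is finite everywhere, since any $P\neq o$ is an endpoint of a segment in $\widehat G$ with $o$ in its interior. Let $a'<a$ and $z\in\mathbb H$. By definition of $a$, $m_+(e_n(z),c_n)\ge a's_n\operatorname{Im}z$ for large $n$, so $\Theta(z)+i\eta\hat u\in\overline{\widehat G}$ for $0\le\eta<a'\operatorname{Im}z$, and these points lie in $\widehat G$ by (C1). Hence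
\[
M(\Theta(z))\ge a\operatorname{Im}z\quad(z\in\mathbb H),\qquad M(\Theta(i))=M(o)=a .
\]
The same limiting argument applied to Step~1 gives $\Theta(z)-i\eta\hat u\in\widehat G$ for $0\le\eta<c_0\operatorname{Im}z$. Together with $\hat u\in V$ this yields
\begin{equation}\label{eq:slab}
\Theta(z)+x\hat u\in\widehat G\qquad\text{whenever }-c_0\operatorname{Im}z<\operatorname{Im}x<a\operatorname{Im}z .
\end{equation}
Let $\mu$ be a real affine function with $\mu\ge M$ on $\widehat G$ and $\mu(o)=a$, which exists since $M$ is finite and concave, and let $\mu_0$ be its linear part. The function $\mu\circ\Theta-a\operatorname{Im}z$ is harmonic, nonnegative, and zero at $i$, so $\mu\circ\Theta=a\operatorname{Im}z$; this is where the minimality of $a$ is used. From $\mu(o+x\hat u)\ge M(o+x\hat u)=a$ for all real $x$ we get $\mu_0(\hat u)=0$. From $\mu(o+i\eta\hat u)\ge M(o+i\eta\hat u)=a-\eta$ for $\eta\in(-c_0,a)$, an interval containing both signs, we get $\mu_0(i\hat u)=-1$. Let $\Lambda$ be complex affine with $\operatorname{Im}\Lambda=\mu$; its linear part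 is $v\mapsto\mu_0(iv)+i\mu_0(v)$, which sends $\hat u$ to $-1$. Since $\mu\ge M>0$, $\Lambda$ maps $\widehat G$ into $\mathbb H$, and after adding a real constant $\Lambda(\Theta(z))=az$. So $\Lambda(\Theta(z)+x\hat u)=az-x$ for $x\in\mathbb C$.

\emph{Step 4: the limit of $\rho$.} The maps $\rho_n=e_n^{-1}\circ\rho\circ A_n^{-1}\colon G_n\to S_n\subset\mathbb H$ satisfy $\rho_n(o)=i$ and $\rho_n(\Theta_n(z)+xU_n(z))=z$ for real $|x|\le\varepsilon/s_n$; this is where convex fibers are used. A limit $\hat\rho\colon\widehat G\to\mathbb H$ from Lemma~\ref{lem:compact}(d) satisfies $\hat\rho(\Theta(z)+x\hat u)=z$ for real $x$, hence, by the identity theorem, for all $x$ as in \eqref{eq:slab}.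

\emph{Step 5: a large flat quadrilateral.} Let $b=a+c_0$ and
\[
W=\{(z,\omega)\in\mathbb H^2:\ \operatorname{Im}\omega<b\operatorname{Im}z\},\qquad\mathcal J(z,\omega)=\Theta(z)+(az-\omega)\hat u,\qquad F=(\hat\rho,\Lambda).
\]
For $(z,\omega)\in W$, $x=az-\omega$ satisfies the inequalities in \eqref{eq:slab}. So $\mathcal J\colon W\to\widehat G$ and $F\colon\widehat G\to\mathbb H^2$ are holomorphic with $F\circ\mathcal J=\mathrm{id}$, and $k_{\mathbb H^2}\le k_{\widehat G}(\mathcal J\cdot,\mathcal J\cdot)\le k_W$ on $W$. Write $[p,q]=(ie^{2p},ie^{2q})$; by (K5), $k_{\mathbb H^2}([p,q],[p',q'])=\max(|p-p'|,|q-q'|)$. We place a quadrilateral with sides $N$ and diagonals $2N$ deep in the region $q\ll p$, where the constraint defining $W$ is not felt: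
\[
P_1=[N,-3N],\quad P_2=[0,-2N],\quad P_3=[-N,-3N],\quad P_4=[0,-4N].
\]
Let $2h=e^{-2N}$. All four points have $\operatorname{Im}z\ge2h$ and $\operatorname{Im}\omega\le e^{-4N}\le bh/2$ for large $N$, and $\{\operatorname{Im}z>h\}\times\{0<\operatorname{Im}\omega<bh\}\subset W$. In the first factor, for $y'\ge y\ge2h$, the distance of $iy$ and $iy'$ is $\frac12\log\frac{y'-h}{y-h}\le\frac12\log\frac{y'}y+\frac12\log2$. In the second, for $0<y\le y'\le bh/2$, the same bound follows from \eqref{eq:diam} for the disc with diameter from $0$ to $ibh$. By (K5), consecutive points $\mathcal J(P_j)$ have $k_{\widehat G}$-distance at most $N+\frac12\log2$, while the two diagonals are at least $2N$. Now \eqref{eq:four} gives $4N\le2N+\log2+2\delta$ for all large $N$, which is false.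
\end{proof}

\subsection{Proof of Proposition~\ref{prop:parallel}}

We repeat the computation made for $G_2$, with two changes. The estimates hold only for the lanes $c\in[\varepsilon,1-\varepsilon]$, so $\chi$ is defined on a rectangle and not on a full strip; margins of length $\sqrt L$ make the ends of the rectangle negligible. The outer lanes are then reached by Lemma~\ref{lem:room}(a).

Fix $\varepsilon\in(0,\frac12)$ and $K>0$. By Lemma~\ref{lem:key} there is $\sigma>0$ with $m_\pm(\zeta,c)\ge Ks(\zeta)$ for $s(\zeta)<\sigma$, $c\in[\varepsilon,1-\varepsilon]$. For large $L$ put $s_L=\frac1{KL}<\sigma$, $\omega=\frac\pi4-s_L$, $Q=\{-\sqrt L<\operatorname{Re}\zeta<L+\sqrt L,\ |\operatorname{Im}\zeta|<\omega\}$ and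
\[
g(\zeta)=\varepsilon+(1-2\varepsilon)\frac{\zeta+\sqrt L}{L+2\sqrt L},\qquad\chi=\varphi+gu=\theta_{\operatorname{Re}g}+i(\operatorname{Im}g)\,u .
\]
On $Q$ we have $\operatorname{Re}g\in(\varepsilon,1-\varepsilon)$, $|\operatorname{Im}g|<1/L$ and $s>s_L$. If $s(\zeta)\ge\sigma$, then $m_\pm(\zeta,\operatorname{Re}g)\ge c_0\sigma>1/L$ for large $L$ by Lemma~\ref{lem:room}(b); if $s_L<s(\zeta)<\sigma$, then $m_\pm(\zeta,\operatorname{Re}g)\ge Ks_L=1/L$. So $\chi$ maps $Q$ into $G$, and $k_G(\chi(0),\chi(L))\le k_Q(0,L)$.

Let $t\in[0,L]$ and let $f$ be a biholomorphism of $\Delta$ onto the strip $\{|\operatorname{Im}\zeta|<\omega\}$ with $f(0)=t$. The density of this strip is $\frac\pi{4\omega}$ on the real axis and at least $1$ everywhere. So $|f'(0)|=\frac{4\omega}\pi$, and the hyperbolic ball of radius $\sqrt L$ about $t$, which is $f(\tanh\sqrt L\,\Delta)$, lies in $Q$. By (K4) the density of $Q$ at $t$ is at most $\frac\pi{4\omega}\coth\sqrt L\le(1+2s_L)\coth\sqrt L$ for large $L$, as $4/\pi<2$. Integrating over $[0,L]$ and using $L(\coth\sqrt L-1)\to0$,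
\[
k_Q(0,L)\le\Big(L+\frac2K\Big)\coth\sqrt L=L+\frac2K+o(1).
\]
The numbers $g(0)\in[0,\varepsilon+L^{-1/2}]$ and $g(L)\in[1-\varepsilon-L^{-1/2},1]$ are real, so Lemma~\ref{lem:room}(a) bounds $k_G(\varphi(0),\chi(0))$ and $k_G(\chi(L),\psi(L))$ by $e^{2R}(\varepsilon+L^{-1/2})$. Therefore
\[
\limsup_{L\to\infty}\big(k_G(\varphi(0),\psi(L))-L\big)\le\frac2K+2e^{2R}\varepsilon .
\]
Let $K\to\infty$ and then $\varepsilon\to0$. This proves Proposition~\ref{prop:parallel} and completes the proof of Theorem~\ref{thm:B}.

\section{A criterion for Gromov hyperbolicity}\label{s:crit}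

The domain of Theorem~\ref{thm:A} has a strongly pseudoconvex boundary except at two points, where it looks like a cone. This section shows that such domains are hyperbolic. For a real $C^2$ function $\varrho$ the \emph{Levi form} at a point is
\begin{equation}\label{eq:levi}
\mathcal L\varrho(Y)=\sum_{j,l}\frac{\partial^2\varrho}{\partial z_j\partial\bar z_l}Y_j\overline{Y_l}=\frac14\big(D^2\varrho(Y,Y)+D^2\varrho(iY,iY)\big),
\end{equation}
where $D^2\varrho$ is the real Hessian, and the \emph{complex tangent space} is $\{Y:\ \partial\varrho(Y)=0\}$ with $\partial\varrho(Y)=\sum_j\frac{\partial\varrho}{\partial z_j}Y_j$. For a real quadratic form $q$, $\mathcal Lq(Y)=\frac12(q(Y)+q(iY))$.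

\begin{definition}
Let $D_n\to D_\infty$ be convex domains. A point $\xi\in\partial D_\infty$ is \emph{good} for this sequence if there are a ball $U\ni\xi$ and functions $\varrho_n\to\varrho_\infty$ in $C^2(\overline U)$ such that $D_n\cap U=\{\varrho_n<0\}\cap U$ for large $n$ and for $n=\infty$, $d\varrho_\infty(\xi)\ne0$, and $\mathcal L\varrho_\infty$ at $\xi$ is positive definite on the complex tangent space.
\end{definition}

\begin{proposition}\label{prop:crit}
Let $D\subset\mathbb C^d$, $d\ge2$, be a bounded convex domain and $E\subset\partial D$ a finite set such that every point of $\partial D\setminus E$ is good for the constant sequence $D$. Suppose that for each $e\in E$ there is an open convex cone $C_e$ with vertex $0$ such that, for every sequence $r_n\to0$, $(D-e)/r_n\to C_e$ and all points of $\partial C_e\setminus\{0\}$ are good. Then $(D,k_D)$ is Gromov hyperbolic.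
\end{proposition}

The proof is by contradiction. If triangles are not slim, there are points $u_n$ on one side far from the two other sides. We rescale so that $u_n$ converges to an interior point of a limit domain; the vertices then converge to the boundary or to $\infty$. Two facts finish the proof: a geodesic that travels a definite Euclidean distance near good points must enter a fixed compact set (Lemma~\ref{lem:cross}), and two points near the same boundary point have large Gromov product (Lemma~\ref{lem:prod} and the claim in Section~\ref{ss:critproof}). The Kobayashi distance of the limit domain is never used: upper bounds come from (L3), lower bounds from Lemma~\ref{lem:lower} in $D_n$.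

\subsection{Estimates near good points}

In this subsection $D_n\to D_\infty\ne\mathbb C^d$ are convex domains, the $D_n$ are line-free, $k_n=k_{D_n}$ and $\delta_n=\delta_{D_n}$.

\begin{lemma}\label{lem:local}
Let $\xi\in\partial D_\infty$ be good. Then $\operatorname{dist}(\xi,\partial D_n)\to0$, and there are a ball $U'\ni\xi$ and constants $C,R_0>0$ such that for large $n$ and all $x\in D_n\cap U'$:
\begin{itemize}
\item[(i)] if $\hat x\in\partial D_n$ is nearest to $x$, then $\hat x\in U$, and with $\nu=-\nabla\varrho_n(\hat x)/|\nabla\varrho_n(\hat x)|$ we have $x=\hat x+\delta_n(x)\nu$ and $B(\hat x+R_0\nu,R_0)\subset D_n$;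
\item[(ii)] $\delta_n(x;v)\le C\delta_n(x)^{1/2}$ for all $v\ne0$.
\end{itemize}
\end{lemma}

\begin{proof}
Choose $\beta,m,M>0$ such that $B(\xi,4\beta)\subset U$ and, for large $n$, $m\le|\nabla\varrho_n|\le M$ and $\|D^2\varrho_n\|\le M$ on this ball. There $\partial D_n=\{\varrho_n=0\}$. Since $\varrho_\infty$ takes both signs in every ball about $\xi$, so does $\varrho_n$ for large $n$, and $\operatorname{dist}(\xi,\partial D_n)\to0$. For $x\in D_n\cap B(\xi,\beta)$ this gives $\delta_n(x)\le|x-\xi|+o(1)$ and $|\hat x-\xi|<3\beta$.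

(i) Near $\hat x$, $\varrho_n\le0=\varrho_n(\hat x)$ on the closed ball of radius $\delta_n(x)$ about $x$, so $\nabla\varrho_n(\hat x)$ is a positive multiple of $\hat x-x$. Let $R_0=\min(\beta/2,m/M)$ and let $y=\hat x+v\in B(\hat x+R_0\nu,R_0)$, that is, $|v|^2<2R_0\,v\cdot\nu$ (real inner product). Then $|v|<2R_0\le\beta$, so the segment from $\hat x$ to $y$ lies in $B(\xi,4\beta)$, and Taylor's formula gives $\varrho_n(y)\le-m\,v\cdot\nu+\frac M2|v|^2<(-m+MR_0)\,v\cdot\nu\le0$.

(ii) Let $\tilde\varrho_n=\varrho_n+A\varrho_n^2$, so that $\mathcal L\tilde\varrho_n=(1+2A\varrho_n)\mathcal L\varrho_n+2A|\partial\varrho_n|^2$. At $\xi$ and for $n=\infty$ this is $\mathcal L\varrho_\infty+2A|\partial\varrho_\infty|^2$, which is positive definite on $\mathbb C^d$ for $A$ large, because the first term is positive on the unit vectors where the second vanishes. So there are $c>0$ and $\beta'\le\beta$ such that on $B(\xi,\beta')$, for large $n$, $\mathcal L\tilde\varrho_n(v)\ge c|v|^2$ and $1+A\varrho_n>0$; then $\varrho_n\le\tilde\varrho_n<0$ on $D_n\cap B(\xi,\beta')$.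 Let $x\in D_n\cap B(\xi,\beta'/2)$, $|v|=1$, $r\le\beta'/2$ and $x+r\Delta v\subset D_n$. The function $\zeta\mapsto\tilde\varrho_n(x+\zeta v)-c|\zeta|^2$ is subharmonic on $r\Delta$, so the mean value inequality gives $\tilde\varrho_n(x)\le-cr^2$. Hence $cr^2\le|\varrho_n(x)|\le M\delta_n(x)$, and $\min(\delta_n(x;v),\beta'/2)\le(M\delta_n(x)/c)^{1/2}$. In a small ball $U'$ about $\xi$ and for large $n$ the right side is less than $\beta'/2$, and (ii) follows.
\end{proof}

Estimate (ii) is the only consequence of the Levi condition that enters the metric estimates. It makes geodesics slow, in the Euclidean sense, near the boundary. We need the next lemma uniformly over families of rescalings, so we state it for a family $(D_\tau)_{\tau\in T}$ with a size function $|\cdot|\colon T\to(0,\infty)$ of infimum $0$. A sequence $D_n\to D_\infty$ is the case $|n|=1/n$; convergence and goodness pass to $D_{n_j}$ when $n_j\to\infty$.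

\begin{lemma}\label{lem:cross}
Let $(D_\tau)_{\tau\in T}$ be line-free convex domains, $D_\infty\neq\mathbb C^d$ a convex domain, $N\colon\mathbb C^d\to[0,\infty)$ continuous, and $0<a<b$ with $A=\{a\le N\le b\}$ compact. Suppose that for every sequence with $|\tau_n|\to0$ we have $D_{\tau_n}\to D_\infty$ and all points of $A\cap\partial D_\infty$ are good. Then there are a compact $K\subset A\cap D_\infty$ and $R,t_0>0$ such that for $|\tau|<t_0$ every geodesic of $D_\tau$ with a point in $\{N\le a\}$ and a point in $\{N\ge b\}$ meets $K$, and $K\subset D_\tau$ with $k_{D_\tau}\le R$ on $K\times K$.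
\end{lemma}

\begin{proof}
Let $K_n=\{x\in A:\ \operatorname{dist}(x,\mathbb C^d\setminus D_\infty)\ge1/n\}$. If no $K_n$ has the first property, there are $\tau_n$ with $|\tau_n|<1/n$ and crossing geodesics of $D_n:=D_{\tau_n}$ that miss $K_n$. Restricting them, we get geodesics $\gamma_n\colon[t_n',t_n'']\to D_n\cap A$ joining $\{N=a\}$ to $\{N=b\}$ and missing $K_n$. Limits of points on $\gamma_n$ lie in $A\cap\overline{D_\infty}$ by (L1), and not in $D_\infty$, since points of $A$ near a point of $D_\infty$ belong to $K_n$ for large $n$. By (L2), $\eta_n:=\max_t\delta_n(\gamma_n(t))\to0$. Cover the compact set $A\cap\partial D_\infty$ by finitely many balls $U'$ of Lemma~\ref{lem:local}; for large $n$, $\gamma_n$ lies in their union. Lemmas~\ref{lem:lower} and~\ref{lem:local}(ii) give $|\gamma_n(t)-\gamma_n(t')|\le C(e^{2|t-t'|}-1)\delta_n(\gamma_n(t))^{1/2}$, so $\gamma_n$ is Lipschitz and $|\gamma_n'|\le2C\delta_n(\gamma_n)^{1/2}$ almost everywhere.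

The geodesic is slow, but it could be long; we show that a long geodesic must get exponentially close to the boundary. Fix $o$ and $\beta$ with $B(o,\beta)\subset D_n$ for large $n$, and let $A_1=2\max_{x\in A}|x-o|/\beta$. For $x\in D_n\cap A$ with $\delta_n(x)\le\beta/2$, concavity gives $\delta_n(o+\tau(x-o))\ge(1-\tau)\beta+\tau\delta_n(x)$, so by (K2)
\[
k_n(o,x)\le\frac{|x-o|}{\beta-\delta_n(x)}\log\frac\beta{\delta_n(x)}\le A_1\log\frac\beta{\delta_n(x)} .
\]
If $t_n$ maximizes $\delta_n\circ\gamma_n$, then $|t-t_n|\le k_n(\gamma_n(t),o)+k_n(o,\gamma_n(t_n))\le2A_1\log\frac\beta{\delta_n(\gamma_n(t))}$. So $\delta_n(\gamma_n(t))\le\min(\eta_n,\beta e^{-|t-t_n|/2A_1})$ and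
\[
|\gamma_n(t_n')-\gamma_n(t_n'')|\le2C\int_{\mathbb R}\min\big(\eta_n,\beta e^{-|t|/2A_1}\big)^{1/2}dt\to0
\]
by dominated convergence. This contradicts the uniform continuity of $N$ on $A$. So some $K=K_n$ has the first property. For the second, take $G'\supset K$ convex and relatively compact in $D_\infty$; then $G'\subset D_\tau$ for small $|\tau|$, since this holds along every sequence, and $k_{D_\tau}\le k_{G'}$.
\end{proof}

\begin{lemma}\label{lem:prod}
Let $\xi\in\partial D_\infty$ be good, $o\in D_\infty$, and $x_n,y_n\in D_n$ with $x_n,y_n\to\xi$. Then $(x_n|y_n)_o\to\infty$ with respect to $k_n$.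
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:local}, $\delta_n(x_n),\delta_n(y_n)\to0$, so the nearest boundary points $\hat x_n,\hat y_n$ tend to $\xi$ and the inner normals $\nu_n,\nu_n'$ there tend to the same limit. We join $x_n$ to $y_n$ by climbing only to height $h\in(0,R_0]$. Let $x_n'=\hat x_n+h\nu_n$, $y_n'=\hat y_n+h\nu_n'$. The disc $\zeta\mapsto\hat x_n+\zeta\nu_n$, $|\zeta-R_0|<R_0$, lies in $D_n$, so \eqref{eq:diam} gives $k_n(x_n,x_n')\le\frac12\log\frac h{\delta_n(x_n)}+\frac12\log2$ for large $n$, and the same holds for $y_n$. Since $B(x_n',h)\subset B(\hat x_n+R_0\nu_n,R_0)\subset D_n$ and $|x_n'-y_n'|\to0$, (K2) gives $k_n(x_n',y_n')\to0$. If $B(o,\beta)\subset D_n$ for large $n$, Lemma~\ref{lem:lower} and (C4) give $k_n(o,x_n)\ge\frac12\log\frac\beta{\delta_n(x_n)}$, and the same for $y_n$. Thus $2(x_n|y_n)_o\ge\log\frac\beta h-\log2-o(1)$, and $h$ is arbitrary.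
\end{proof}

When $u_n$ tends to a good point, the right rescaling is parabolic: by a factor $1/s$ in the complex normal direction and $1/\sqrt s$ in the complex tangential directions. Write points of $\mathbb C^d$ as $(z,w)\in\mathbb C\times\mathbb C^{d-1}$ and let $\Pi_s(z,w)=(z/s,w/\sqrt s)$, so that $\Pi_s\Pi_{s'}=\Pi_{ss'}$.

\begin{lemma}\label{lem:parab}
Let $\xi\in\partial D_\infty$ be good, $u_n\in D_n$, $u_n\to\xi$. Let $\hat u_n\in\partial D_n$ be nearest to $u_n$ and let $T_n$ be a complex affine isometry taking $\hat u_n$ to $0$ and the inner normal at $\hat u_n$ to $(i,0)$. Then $\Pi_sT_nD_n\subset\mathbb H\times\mathbb C^{d-1}$ for all $s>0$ and large $n$. After passing to a subsequence of $n$, there is a quadratic form $q\ge0$ on $\mathbb C^{d-1}$ such that for all sequences $n_j\to\infty$, $s_j\to0$ we have $\Pi_{s_j}T_{n_j}D_{n_j}\to\Omega_q:=\{\operatorname{Im}z>q(w)\}$, and all points of $\partial\Omega_q$ are good.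
\end{lemma}

\begin{proof}
By (C4) a supporting hyperplane at $\hat u_n$ is orthogonal to $u_n-\hat u_n$, so $\{\operatorname{Im}z=0\}$ supports $T_nD_n$ at $0$; this gives the inclusion. Since $\hat u_n\to\xi$, along a subsequence $T_n\to T$, and $\tilde\varrho_n=\varrho_n\circ T_n^{-1}\to\tilde\varrho_\infty=\varrho_\infty\circ T^{-1}$ in $C^2$ on a ball $B(0,\beta)$, where $\tilde\varrho_n$ defines $T_nD_n$. We have $\tilde\varrho_n(0)=0$ and $d\tilde\varrho_n(0)=-m_n\,d\operatorname{Im}z$ with $m_n\to m>0$. For $s\le1$ the function $\varrho_{n,s}(z,w)=s^{-1}\tilde\varrho_n(sz,\sqrt s\,w)$ defines $\Pi_sT_nD_n$ in $B(0,\beta/\sqrt s)$. It vanishes at $0$ with differential $-m_n\,d\operatorname{Im}z$. As $n\to\infty$, $s\to0$, its second derivatives in $w$ tend locally uniformly to those of $\tilde\varrho_\infty$ at $0$, while the mixed ones and those in $z$ carry factors $\sqrt s$ and $s$. Hence $\varrho_{n,s}\to m\,(q(w)-\operatorname{Im}z)$ in $C^2$ on compact sets, where $q(w)=\frac1{2m}D^2\tilde\varrho_\infty(0)((0,w),(0,w))$. The limit is negative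 on $\Omega_q$ and positive off $\overline{\Omega_q}$, which gives properties (i) and (ii) of convergence. By (i) and the inclusion, $\Omega_q\subset\mathbb H\times\mathbb C^{d-1}$, so $q\ge0$ and $\Omega_q$ is convex. The complex tangent space of $\tilde\varrho_\infty$ at $0$ is $\{z=0\}$, where the Levi form is $\frac m2(q(w)+q(iw))$; it is positive for $w\ne0$ since $\xi$ is good. At any point of $\partial\Omega_q$ the Levi form of $q-\operatorname{Im}z$ on a vector $(\zeta,\omega)$ is $\frac12(q(\omega)+q(i\omega))$, and a complex tangent vector with $\omega=0$ vanishes because $\partial\operatorname{Im}z/\partial z\ne0$. So all points of $\partial\Omega_q$ are good.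
\end{proof}

\subsection{Proof of Proposition~\ref{prop:crit}}\label{ss:critproof}

Suppose triangles are not uniformly slim. Then there are geodesic triangles with vertices $x_n,y_n,z_n$ and points $u_n\in[x_n,y_n]$ with $k_D(u_n,[y_n,z_n]\cup[z_n,x_n])\to\infty$. Let $u_n\to u\in\overline D$ along a subsequence; if $u=e\in E$, put $r_n=|u_n-e|\to0$ and let $(u_n-e)/r_n\to\hat u\in\overline{C_e}$, $|\hat u|=1$. We choose complex affine maps $A_n$ with $D_n=A_nD\to D_\infty$ and $A_nu_n\to o\in D_\infty$.
\begin{itemize}
\item \emph{Case 1:} $u\in D$. Take $A_n=\mathrm{id}$, $D_\infty=D$, $o=u$.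
\item \emph{Case 2:} $u=e\in E$ and $\hat u\in C_e$. Take $A_n=(\cdot-e)/r_n$, $D_\infty=C_e$, $o=\hat u$.
\item \emph{Case 3:} $u\in\partial D\setminus E$, with $D_n'=D$, $u_n'=u_n$; or $u=e\in E$ and $\hat u\in\partial C_e$, with $D_n'=(D-e)/r_n$, $u_n'=(u_n-e)/r_n$. Then $u_n'$ tends to a good point. Apply Lemma~\ref{lem:parab} to $D_n',u_n'$ and let $\delta_n'=\delta_{D_n'}(u_n')\to0$. Take $D_n=\Pi_{\delta_n'}T_nD_n'\to\Omega_q$; the point $u_n$ is mapped to $o=(i,0)$.
\end{itemize}
All points of $\partial D_\infty$ are good, except those of $E$ in Case~1 and $0$ in Case~2. Denote the images of $u_n,x_n,y_n,z_n$ by the same letters, write $k_n=k_{D_n}$, and let $x_n\to\hat x$, $y_n\to\hat y$, $z_n\to\hat z$ in $\mathbb C^d\cup\{\infty\}$ along a subsequence. All three vertices lie on the two far sides, so their $k_n$-distance to $u_n$ tends to $\infty$, and by (L3) no limit is in $D_\infty$. So the limits lie in $\partial D_\infty\cup\{\infty\}$.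

\medskip
\noindent\emph{Claim. If $\hat x=\hat y=p$, then $(x_n|y_n)_o\to\infty$.}
\medskip

For good $p$ this is Lemma~\ref{lem:prod}. There remain $p\in E$ in Case~1 (where $D$ is bounded), $p\in\{0,\infty\}$ in Case~2, and $p=\infty$ in Case~3. In each case the limit is invariant under a group of dilations fixing $p$, and Lemma~\ref{lem:cross} applies at every scale with the same $K$ and $R$: geodesics from $o$ toward $p$ all pass through one bounded set per scale. We combine this with the inequality
\begin{equation}\label{eq:ab}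
2(x_n|y_n)_o\ge k_n(o,a)+k_n(o,b)-R\qquad\text{if }a\in[o,x_n],\ b\in[o,y_n],\ k_n(a,b)\le R,
\end{equation}
which follows from $k_n(x_n,y_n)\le k_n(x_n,a)+R+k_n(b,y_n)$.

\emph{Cones.} Let $e$ be the point of $E$ in question and translate so that $e=0$. Then $D_n=D/r_n$, with $r_n=1$ in Case~1. Apply Lemma~\ref{lem:cross} to the family $D/r$ with $|r|=r$, $N=|\cdot|$, $a=\frac12$, $b=2$, obtaining $K\subset C_e$, $R$ and $t_0$. Let $H$ be a supporting hyperplane of $D$ at $0$. It is linear, disjoint from all $D/r$, and hence from $C_e$. For $r>0$ the map $x\mapsto x/r$ is an isometry of $D_n$ onto $D/(rr_n)$. So if $rr_n<t_0$, every geodesic of $D_n$ with points in $\{|x|\le r/2\}$ and $\{|x|\ge2r\}$ meets $rK$, and $rK$ has $k_n$-diameter at most $R$.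

Let $p=0$ (Case~1 or~2). Fix $r<\min(t_0,|o|/2)$. For large $n$, $rr_n<t_0$ and $|x_n|,|y_n|\le r/2$, so $[o,x_n]$ and $[o,y_n]$ meet $rK$ at points $a,b$. As $\operatorname{dist}(a,H)\le|a|\le2r$, and the same for $b$, Lemma~\ref{lem:lower} and \eqref{eq:ab} give $2(x_n|y_n)_o\ge\log\frac{\operatorname{dist}(o,H)}{2r}-R$. Let $r\to0$.

Let $p=\infty$ in Case~2, where $|o|=1$. Fix $r\ge2$. For large $n$, $rr_n<t_0$ and $|x_n|,|y_n|\ge2r$, so the geodesics meet $rK$ at $a,b$. With $c=\min_K\operatorname{dist}(\cdot,H)>0$ we get $2(x_n|y_n)_o\ge\log\frac{rc}{\operatorname{dist}(o,H)}-R$. Let $r\to\infty$.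

\emph{Case 3, $p=\infty$.} Let $N(z,w)=\max(|z|,|w|^2)$, so $N\circ\Pi_r=N/r$. By Lemma~\ref{lem:parab}, Lemma~\ref{lem:cross} applies to the family $\Pi_sT_nD_n'$ with $|(n,s)|=\max(1/n,s)$, $a=\frac12$, $b=2$, and gives $K\subset\Omega_q$, $R$ and $t_0$. Fix $r\ge2$. The map $\Pi_r$ is an isometry of $D_n$ onto $\Pi_{r\delta_n'}T_nD_n'$. For large $n$ we have $1/n,\,r\delta_n'<t_0$, $N(\Pi_ro)=1/r\le\frac12$ and $N(\Pi_rx_n),N(\Pi_ry_n)\ge2$. So $[o,x_n]$ and $[o,y_n]$ meet $\Pi_r^{-1}K$ at points $a,b$ with $k_n(a,b)\le R$. Let $c=\min_K\operatorname{Im}z$, which is positive as $q\ge0$. On $\Pi_r^{-1}K$ we have $\operatorname{Im}z\ge rc$, and $D_n\subset\mathbb H\times\mathbb C^{d-1}$, so Lemma~\ref{lem:lower} and \eqref{eq:ab} give $2(x_n|y_n)_o\ge\log(rc)-R$. Let $r\to\infty$. The claim is proved.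

\medskip
Since $u_n\in[x_n,y_n]$, we have $(x_n|y_n)_o\le k_n(o,u_n)$, which is bounded by (L3). By the claim $\hat x\ne\hat y$, so $\hat z$ differs from one of them; the roles of $x_n$ and $y_n$ are symmetric, so let $\hat z\ne\hat x$. One of $\hat x,\hat z$ is finite; call it $p$. Apply Lemma~\ref{lem:cross} to the sequence $D_n$ with $N=|\cdot-p|$ and $a<b$ so small that the shell $A$ avoids the finitely many points that are not good and the other limit lies outside $\{N\le b\}$. Then $[x_n,z_n]$ meets a fixed compact $K\subset D_\infty$ for large $n$, and by (L3) $k_n(u_n,[x_n,z_n])$ is bounded. This contradiction proves Proposition~\ref{prop:crit}.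

\section{A hyperbolic domain with parallel geodesics}\label{s:A}

Coordinates on $\mathbb C^d$ are $X=(z,w,w')$ with $z=x+iy$, $w\in\mathbb C$, $w'\in\mathbb C^{d-2}$ (absent if $d=2$). For $a,b\in\mathbb C$ let $a\cdot b=\operatorname{Re}(a\bar b)$, and put $p_\pm=\frac{1\pm i}2$, so $|p_\pm|^2=\frac12$ and $z\cdot p_\pm=\frac{x\pm y}2$.

\subsection{The model cone}\label{ss:cone}

Let $d=2$ and let $\Sigma=\{x>|y|\}$ be the sector of opening $\pi/2$, which $\log$ maps onto $S$. Suppose $C\subset\Sigma\times\mathbb C$ is a convex cone such that $(z,cz)\in C$ for $z\in\Sigma$, $c\in[-\frac12,\frac12]$, and $|w|<\sqrt2\,|z|$ on $C$. The projection to $z$ is a left inverse of each $z\mapsto(z,cz)$, so the curves $(e^{-t},ce^{-t})$ are geodesics. Dilations keep them at constant distance, and the bounded holomorphic function $w/z$ keeps them apart. The corner is essential: with the half-plane $\mathbb P$ in place of $\Sigma$, (C2) would make $C$ invariant under real translations along $(i,0)$ and $(i,ic)$, hence along $(0,ic)$, and $w/z$ would be unbounded.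

The difficulty is hyperbolicity. The naive choice $\{|w|<\sqrt2\,x\}$ has complex discs $\{z\}\times\{|w|<\sqrt2\,x\}$ in its boundary over the edges of $\Sigma$, and there the Levi form vanishes. Over an edge point $z$ the boundary must contain the real segment $\{cz:|c|\le\frac12\}$, but it should contain no disc. So the fiber has to be pinched in the direction $iz$ and not in the direction $z$. Consider the convex, $1$-homogeneous inequality
\[
\frac{(w\cdot p_+)^2}{x+y}+\frac{(w\cdot p_-)^2}{x-y}+\frac{|w|^2}x<2x .
\]
It implies $|w|<\sqrt2\,x\le\sqrt2\,|z|$. For $w=cz$ with $c$ real, the first two terms add up to $\frac{c^2}4(x+y)+\frac{c^2}4(x-y)=\frac{c^2}2x$ and the third is less than $2c^2x$; so these points are admitted, up to the edges. For $w=(c+i\eta)z$ we have $2\,w\cdot p_+=c(x+y)+\eta(x-y)$, and $(w\cdot p_+)^2<2x(x+y)$ forces $|\eta|$ to be at most of order $\sqrt{(x+y)/x}$ near the edge $x+y=0$. As in the domain $G_2$ of Example~\ref{ex:models}, the room in the imaginary direction shrinks to zero, at a square-root rate that is compatible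 with Lemma~\ref{lem:key}.

Two changes lead to the actual example. An extra term cuts the boundary segment over an edge short, so that the boundary is $C^2$ there. And to obtain a bounded domain we replace $\Sigma$ by the lens $Z$ that $z\mapsto z/(1-z)$ maps onto $\Sigma$, and the field $z$, which generates the dilations, by $V=z(1-z)$.

\subsection{The domain and its dilates}

We treat the domain $D$, its dilates $D/r$ and the cone together. For $r\in[0,1]$ let
\[
\ell_r=x-r|z|^2,\quad q_{\pm,r}=\ell_r\pm y,\quad v_{\pm,r}=p_\pm-rz,\quad\mathsf a_r=(|w|-\ell_r)_+,\quad Z_r=\{q_{+,r}>0,\ q_{-,r}>0\},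
\]
where $t_+=\max(t,0)$, and on $Z_r\times\mathbb C^{d-1}$, where $2\ell_r=q_{+,r}+q_{-,r}>0$, let
\[
f_r=J_{+,r}+J_{-,r}+\frac{|w|^2}{\ell_r}+\Big(\frac{\mathsf a_r^4}{\ell_r^2}+|w'|^2\Big)\Big(\frac1{q_{+,r}}+\frac1{q_{-,r}}\Big)-2\ell_r,\qquad J_{\pm,r}=r|w|^2+\frac{(w\cdot v_{\pm,r})^2}{q_{\pm,r}},
\]
\[
D_r=\{X:\ z\in Z_r,\ f_r(X)<0\},\qquad D=D_1,\qquad C=D_0 .
\]
For $r=1$ we drop the index. Then $q_\pm=\frac12-|v_\pm|^2$, so $Z$ is the intersection of the discs of radius $1/\sqrt2$ about $p_\pm$, a lens with corners $0$ and $1$; on $\overline Z$ we have $\ell=\frac14-|z-\frac12|^2\le\frac14$ and $0\le x\le1$. For $r=0$, $Z_0=\Sigma$, and $f_0<0$ is the inequality of Section~\ref{ss:cone} with the terms in $\mathsf a_0$ and $w'$ added. Since all terms of $f_r$ except the last are nonnegative, on $D_r$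
\begin{equation}\label{eq:bounds}
|w|^2<2\ell_r^2,\qquad|w'|^2<2\ell_rq_{\pm,r},\qquad(w\cdot v_{\pm,r})^2<2\ell_rq_{\pm,r},\qquad\mathsf a_r^4<2\ell_r^3q_{\pm,r},
\end{equation}
and the weak inequalities hold on $\overline{D_r}$. Also $f_r(z,0,0)=-2\ell_r<0$. The function $\mathsf a_r^4$ is $C^3$ in $(r,X)$ where $\ell_r>0$: it vanishes near $w=0$, and $t\mapsto t_+^4$ is $C^3$. So $f_r$ is $C^3$ in $(r,X)$ where $q_{\pm,r}>0$.

\begin{lemma}\label{lem:basic}
\textup{(a)} $D$ is a bounded convex domain, $D_r=D/r$ for $r\in(0,1]$, $C$ is an open convex cone with vertex $0$, and $D_{r_n}\to C$ whenever $r_n\to0$.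

\textup{(b)} For $r\in[0,1]$, $f_r$ is convex on $Z_r\times\mathbb C^{d-1}$, and for $Y=(\zeta,\omega,\omega')$
\[
D^2f_r(Y,Y)\ge\frac2{\ell_r}\Big|\omega-\frac w{\ell_r}\,d\ell_r(\zeta)\Big|^2+\frac2{q_{+,r}}\Big|\omega'-\frac{w'}{q_{+,r}}\,dq_{+,r}(\zeta)\Big|^2+4r|\zeta|^2 .
\]

\textup{(c)} Complex conjugation of all coordinates preserves every $D_r$ and exchanges $q_{+,r}$ with $q_{-,r}$. The map $(z,w,w')\mapsto(1-z,w,w')$ preserves $D$.
\end{lemma}

\begin{proof}
(b) Let first $r=1$; we show that each term of $f$ is convex.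
\begin{itemize}
\item Write $v=v_\pm$, $q=q_\pm=\frac12-|v|^2>0$, and identify $\mathbb C=\mathbb R^2$. The matrix $I-2vv^T$ is positive definite with inverse $I+vv^T/q$, so
\[
J_\pm=w^T(I-2vv^T)^{-1}w=\sup_{\xi\in\mathbb R^2}\big(2\,\xi\cdot w-|\xi|^2+2(\xi\cdot v)^2\big),
\]
a supremum of functions convex in $(w,v)$; and $v$ is affine in $z$. This identity is the reason for the summand $|w|^2$ in $J_\pm$.
\item The function $(w,t)\mapsto|w|^2/t$, $t>0$, is nonincreasing in $t$ and has Hessian $\frac2t|dw-\frac wt\,dt|^2$. Since $\ell$ and $q_\pm$ are concave and positive, $|w|^2/\ell$ and $|w'|^2/q_\pm$ are convex.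
\item The function $\mathsf a$ is convex, and $g=(\ell^2q_\pm)^{1/3}$ is concave as a geometric mean of positive concave functions. The function $(\mathsf a,g)\mapsto\mathsf a^4/g^3=g\,(\mathsf a/g)^4$ is convex, nondecreasing in $\mathsf a\ge0$ and nonincreasing in $g>0$. So $\mathsf a^4/(\ell^2q_\pm)$ is convex.
\item The function $-2\ell=2|z|^2-2x$ is convex.
\end{itemize}
For $r>0$ we have $\ell(rz)=r\ell_r(z)$, $q_\pm(rz)=rq_{\pm,r}(z)$, $v_\pm(rz)=v_{\pm,r}(z)$, $\mathsf a(rX)=r\mathsf a_r(X)$, and each term $\tau$ of $f$ satisfies $\tau(rX)=r\tau_r(X)$ with the corresponding term $\tau_r$ of $f_r$. So the terms of $f_r$ are convex for $r>0$, and for $r=0$ as pointwise limits. For the Hessian keep only $|w|^2/\ell_r$, $|w'|^2/q_{+,r}$ and $-2\ell_r$. In the first two the chain rule adds to the displayed squares the nonnegative terms $-\frac{|w|^2}{\ell_r^2}D^2\ell_r$ and $-\frac{|w'|^2}{q_{+,r}^2}D^2q_{+,r}$, and $D^2(-2\ell_r)(Y,Y)=4r|\zeta|^2$.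

(a) By (b) each $D_r$ is open and convex, $D$ is bounded by \eqref{eq:bounds}, and $f(rX)=rf_r(X)$ gives $D_r=D/r$. The function $f_0$ is homogeneous of degree $1$, so $C$ is a cone. On a compact subset of $C$, $q_{\pm,r}>0$ and $f_r<0$ for small $r$ by continuity in $(r,X)$; this is (i). For (ii) we show $D_r\subset C$. As $0\in\overline D$, (C1) gives $D_r\subset D_{r'}$ for $0<r'\le r$. If $X\in D_r$, then $x\pm y>r|z|^2\ge0$ and $f_{r'}(X)<0$ for all $r'\in(0,r]$, so $f_0(X)\le0$. By convexity $f_0(z,\tau w,\tau w')\le-2(1-\tau)x<0$ for $\tau\in[0,1)$, so $X\in\overline C$. Since $D_r$ is open, $D_r\subset\operatorname{int}\overline C=C$.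

(c) Under conjugation $y$ changes sign and $\bar w\cdot(p_\pm-r\bar z)=w\cdot(p_\mp-rz)$. Under $z\mapsto1-z$, $\ell$ is invariant, $y$ changes sign, and $p_\pm-(1-z)=-(p_\mp-z)$.
\end{proof}

\subsection{The rays}

Let $V=z(1-z)$. From $z(1-\bar z)=\ell+iy$ we get, for $z\ne0,1$ and $\alpha=\arg\frac z{1-z}=\arg z(1-\bar z)$,
\[
\ell=|V|\cos\alpha,\qquad y=|V|\sin\alpha,\qquad q_\pm=|V|(\cos\alpha\pm\sin\alpha).
\]
So $Z=\{|\alpha|<\pi/4\}$, the map $z\mapsto\log\frac z{1-z}$ is a biholomorphism $Z\to S$, and $|V|/\sqrt2<\ell\le|V|$ on $Z$. The derivative of $\log\frac z{1-z}$ is $1/V$ and that of $\log V$ is $(1-2z)/V$; hence $d\alpha(V)=0$, $d\log|V|(V)=1-2x$, and $dq_\pm(V)=(1-2x)q_\pm$. Since $\nabla q_\pm=2v_\pm$, this reads $2\,V\cdot v_\pm=(1-2x)q_\pm$, the analogue of $2\,z\cdot p_\pm=x\pm y$. For $z\in\overline Z$ with $q_\pm>0$ and $w=cV$, $c\in\mathbb R$,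
\begin{equation}\label{eq:V}
\frac{(w\cdot v_\pm)^2}{q_\pm}=\frac{c^2}4(1-2x)^2q_\pm\le\frac{c^2}4\,q_\pm .
\end{equation}

\begin{lemma}\label{lem:rays}
For $c\in[-\frac12,\frac12]$ let $\sigma_c(z)=(z,cz(1-z),0)$ and $\Gamma_c(t)=\sigma_c(1/(1+e^t))$, $t\ge0$. Each $\Gamma_c$ is a geodesic ray of $(D,k_D)$, and for $t,t'\ge0$
\[
k_D(\Gamma_0(t),\Gamma_{1/2}(t))\le\operatorname{artanh}\frac{\sqrt5}4,\qquad k_D(\Gamma_0(t),\Gamma_{1/2}(t'))\ge\operatorname{artanh}\frac1{2\sqrt2}.
\]
\end{lemma}

\begin{proof}
At $\sigma_c(z)$, $z\in Z$, we have $|w|=|c||V|\le\ell/\sqrt2<\ell$, so $\mathsf a=0$ and $|w|^2/\ell\le\ell/2$. By \eqref{eq:V} and $\ell\le\frac14$, $J_++J_-\le2|w|^2+\frac{c^2}4\,2\ell\le\ell^2+\frac\ell8\le\frac38\ell$. So $f\le(\frac78-2)\ell<0$ and $\sigma_c(Z)\subset D$. The projection $X\mapsto z$ maps $D$ to $Z$ and is a left inverse of $\sigma_c$, so $\sigma_c$ is isometric by (K1). The point $1/(1+e^t)\in Z$ corresponds to $-t\in S$, so $\Gamma_c$ is a ray.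

For the upper bound let $z=x\in(0,1)$; then $V=\ell=q_\pm$. Let $w=\lambda V$ with $\lambda\in\mathbb C$, $|\lambda|^2<\frac45$, and $w'=0$. Then $\mathsf a=0$; $2|w|^2=2|\lambda|^2\ell^2\le\frac12|\lambda|^2\ell$; each term $(w\cdot v_\pm)^2/q_\pm$ is at most $\frac12|\lambda|^2\ell$ as $|v_\pm|^2\le\frac12$; and $|w|^2/\ell=|\lambda|^2\ell$. So $f\le(\frac12+1+1)|\lambda|^2\ell-2\ell<0$. The disc $\lambda\mapsto(x,\lambda V,0)$, $|\lambda|<2/\sqrt5$, lies in $D$ and passes through both points, at $\lambda=0$ and $\lambda=\frac12$.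

For the lower bound, \eqref{eq:bounds} gives $|w|<\sqrt2\,\ell\le\sqrt2\,|V|$ on $D$. So $w/(z(1-z))$ maps $D$ holomorphically to the disc of radius $\sqrt2$; it equals $0$ on $\Gamma_0$ and $\frac12$ on $\Gamma_{1/2}$.
\end{proof}

\subsection{The boundary}

Let $e_0=(0,0,0)$ and $e_1=(1,0,0)$; both are limits of points $(x,0,0)\in D$ and lie in $\partial D$.

\begin{lemma}\label{lem:good}
Every point of $\partial D\setminus\{e_0,e_1\}$ is good for the constant sequence $D$. Every point of $\partial C\setminus\{0\}$ is good for $D_{r_n}\to C$, for every sequence $r_n\to0$.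
\end{lemma}

\begin{proof}
Let $r_*\in\{0,1\}$ and $\xi=(z,w,w')\in\partial D_{r_*}$, so $q_{\pm,r_*}\ge0$ at $\xi$. If both vanish, then $\ell_{r_*}=y=0$, so $z\in\{0,1\}$ for $r_*=1$ and $z=0$ for $r_*=0$, and $w=w'=0$ by \eqref{eq:bounds}. These are the excluded points. In the two remaining cases we find a ball $U\ni\xi$ and functions $\varrho_r$, of class $C^3$ in $(r,X)$, that define $D_r$ in $U$ for $r$ near $r_*$; then $\varrho_{r_n}\to\varrho_{r_*}$ in $C^2(\overline U)$, and it remains to examine $\varrho_{r_*}$ at $\xi$.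

\emph{Points over the interior: $q_{\pm,r_*}>0$.} Take $\varrho_r=f_r$. Then $f_{r_*}(\xi)=0$, and $df_{r_*}(\xi)\ne0$, since otherwise the convex function $f_{r_*}$ would have minimum $0$, while $f_{r_*}(z,0,0)<0$. For $r_*=1$, Lemma~\ref{lem:basic}(b) shows that $D^2f$ is positive definite: $D^2f(Y,Y)=0$ gives $\zeta=0$, then $\omega=0$ and $\omega'=0$. For $r_*=0$ the Hessian is degenerate along the rays of the cone, but the Levi form is not. Let $\mathcal Lf_0(Y)=0$. As $D^2f_0\ge0$, \eqref{eq:levi} shows that $D^2f_0$ vanishes on $Y$ and on $iY$. With $\zeta'=(1-i)\zeta$ we have $d(x+y)(\zeta)=\operatorname{Re}\zeta'$, and Lemma~\ref{lem:basic}(b) applied to $Y$ and $iY$ gives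
\[
\omega=\frac wx\operatorname{Re}\zeta,\qquad i\omega=-\frac wx\operatorname{Im}\zeta,\qquad\omega'=\frac{w'}{x+y}\operatorname{Re}\zeta',\qquad i\omega'=-\frac{w'}{x+y}\operatorname{Im}\zeta' .
\]
If $w\ne0$, the first two give $i\operatorname{Re}\zeta=-\operatorname{Im}\zeta$, so $\zeta=0$. If $w=0$, then $w'\ne0$ because $f_0(z,0,0)<0$, and the last two give $\zeta'=0$, so again $\zeta=0$. In both cases $\omega=0$ and $\omega'=0$ follow, so $Y=0$.

\emph{Points over an edge: exactly one of $q_{\pm,r_*}$ vanishes.} Conjugation preserves complex tangent spaces and, by \eqref{eq:levi}, Levi forms, so by Lemma~\ref{lem:basic}(c) we may assume $q_{+,r_*}=0$ and $q_{-,r_*}=2\ell_{r_*}>0$ at $\xi$. By \eqref{eq:bounds},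
\[
w'=0,\qquad w\cdot v_{+,r_*}=0,\qquad\mathsf a_{r_*}=0,\ \text{ that is, }|w|\le\ell_{r_*}.
\]
The function $f_r$ is singular on the edge, so we clear the denominator. Where $q_{\pm,r}>0$, $q_{+,r}f_r$ equals
\begin{align*}
\varrho_r&=(w\cdot v_{+,r})^2+\frac{\mathsf a_r^4}{\ell_r^2}+|w'|^2+q_{+,r}B_r,\\
B_r&=2r|w|^2+\frac{(w\cdot v_{-,r})^2}{q_{-,r}}+\frac{|w|^2}{\ell_r}+\frac1{q_{-,r}}\Big(\frac{\mathsf a_r^4}{\ell_r^2}+|w'|^2\Big)-2\ell_r ,
\end{align*}
and these expressions are $C^3$ in $(r,X)$ near $(r_*,\xi)$, across $q_{+,r}=0$. We claim $B_{r_*}(\xi)<0$. For $r_*=0$, $x-y=2x$ and $|w|\le x$ give $B_0\le\frac{|w|^2/2}{2x}+\frac{|w|^2}x-2x\le\frac x4+x-2x<0$. For $r_*=1$, both $w$ and $V\ne0$ are orthogonal to $v_+\ne0$, since $2\,V\cdot v_+=(1-2x)q_+=0$. So $w=cV$ with $c$ real. Here $\alpha=-\pi/4$, so $|V|=\sqrt2\,\ell$ and $c^2\le\frac12$. By \eqref{eq:V}, $(w\cdot v_-)^2/q_-\le\frac18\,2\ell=\frac\ell4$; with $|w|^2\le\ell^2\le\frac\ell4$ we get $B_1\le\frac\ell2+\frac\ell4+\ell-2\ell=-\frac\ell4<0$. The strict inequality is the purpose of the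 term in $\mathsf a_r$. Without it one would know only $B_{r_*}(\xi)\le0$, and at a point with $B_{r_*}(\xi)=0$ the differential computed below would vanish.

Choose $U$ so small that $B_r<0$, $\ell_r>0$ and $q_{-,r}>0$ on $\overline U$ for $r$ near $r_*$. At points of $U$ with $q_{+,r}\le0$ we have $\varrho_r\ge0$; at points with $q_{+,r}>0$, $\varrho_r$ has the sign of $f_r$. So $D_r\cap U=\{\varrho_r<0\}\cap U$. At $\xi$ the first three terms of $\varrho_{r_*}$ vanish to second order and $q_{+,r_*}=0$, so $d\varrho_{r_*}=B_{r_*}\,dq_{+,r_*}$, which is nonzero because $\nabla q_{+,r_*}$ equals $2v_+$ with $|v_+|^2=\frac12$ for $r_*=1$ and $2p_+$ for $r_*=0$. This differential involves only $z$, so the complex tangent space is $\{\zeta=0\}$. For fixed $z$ the term $q_{+,r_*}B_{r_*}$ vanishes identically in $(w,w')$, and $\mathsf a_{r_*}^4/\ell_{r_*}^2$ is convex. The quadratic form $\omega\mapsto(\omega\cdot v)^2$ with $v=v_{+,r_*}$, $|v|^2=\frac12$, has Levi form $\frac12\big((\omega\cdot v)^2+(i\omega\cdot v)^2\big)=\frac14|\omega|^2$. Hence $\mathcal L\varrho_{r_*}(0,\omega,\omega')\ge\frac14|\omega|^2+|\omega'|^2$,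 and $\xi$ is good.
\end{proof}

The last computation is where the real segments in the boundary are reconciled with strong pseudoconvexity: the form $(\omega\cdot v)^2$ vanishes in the real direction of the segment, but the Levi form averages over $\omega$ and $i\omega$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $E=\{e_0,e_1\}$. By Lemmas~\ref{lem:basic}(a) and~\ref{lem:good}, the hypotheses of Proposition~\ref{prop:crit} hold on $\partial D\setminus E$ and at $e_0$, with $C_{e_0}=C$. By Lemma~\ref{lem:basic}(c), $(D-e_1)/r$ is the image of $D/r$ under the unitary map $(z,w,w')\mapsto(-z,w,w')$, so they hold at $e_1$ with the image of $C$. Hence $(D,k_D)$ is Gromov hyperbolic. By Lemma~\ref{lem:rays}, the rays $\Gamma_0$ and $\Gamma_{1/2}$ are asymptotic and satisfy the stated lower bound, so they are not strongly asymptotic.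
\end{proof}

\begin{thebibliography}{9}

\bibitem{AF} Leandro Arosio, Matteo Fiacchi, \emph{On the approaching geodesics property}, arXiv:2501.05876 (2025).

\bibitem{BH} Bridson--Haefliger, III.H.1.22.

\bibitem{Lem} Lempert, Bull. Soc. Math. France 109 (1981), 427--474.

\end{thebibliography}
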